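\title{Random principally polarized abelian varieties of large dimension over a finite field are almost isotypic}

\begin{abstract}
Fix a prime power $q$ and choose a principally polarized abelian variety $A$ of dimension $g$ over $\mathbb{F}_q$ at random, each isomorphism class being weighted by the inverse of the order of its automorphism group. We show that the normalized moments $q^{-ng}\,\mathbb{E}(\#A(\mathbb{F}_q)^n)$ do not tend to $(1-q^{-1})^{-n(n+1)/2}$ as $g\to\infty$. If $q$ is a square they grow exponentially, at the largest rate that the Weil bound allows; if $q$ is not a square they do not converge to a positive real number for any $n\ge1$. The reason is that the total mass is $\exp(\kappa g^2\log g+O(g^2))$, with $\kappa=1$ or $\frac12$ according as $q$ is a square or not, and that almost all of it is carried by varieties that are almost entirely isotypic. The proof bounds every term of the mass formula for a genus, and the number of genera in an isogeny class, up to a factor $e^{O(g^2)}$.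
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix a prime power $q=p^r$. A \emph{ppav} is a principally polarized abelian variety $(A,\lambda)$ over $\mathbb{F}_q$. The ppav's of dimension $g$ form a groupoid $\mathcal{A}_g(\mathbb{F}_q)$ with finitely many isomorphism classes and finite automorphism groups. For a set $\mathcal{S}$ of isomorphism classes put
\[
\operatorname{mass}(\mathcal{S})=\sum_{(A,\lambda)\in\mathcal{S}}\frac{1}{\#\operatorname{Aut}(A,\lambda)},
\]
and let $M(g)=\#\mathcal{A}_g(\mathbb{F}_q)$ be the mass of all classes of dimension $g$. Then $\mathbb{P}(\mathcal{S})=\operatorname{mass}(\mathcal{S})/M(g)$ is a probability measure, the one for which the points of the moduli stack $\mathcal{A}_g$ are counted with their natural weights. We study the random variable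
\[
X_g(A,\lambda)=q^{-g}\,\#A(\mathbb{F}_q).
\]
Its moments are quotients of point counts. Let $\mathcal{X}_g^{\times n}$ be the $n$-fold fiber power over $\mathcal{A}_g$ of the universal family. Its $\mathbb{F}_q$-points are the tuples $(A,\lambda,P_1,\dots,P_n)$ with $P_i\in A(\mathbb{F}_q)$, and those above $(A,\lambda)$ have mass $\#A(\mathbb{F}_q)^n/\#\operatorname{Aut}(A,\lambda)$ by the orbit--stabilizer formula. Thus $\mathbb{E}(X_g^n)=q^{-ng}\,\#\mathcal{X}_g^{\times n}(\mathbb{F}_q)/\#\mathcal{A}_g(\mathbb{F}_q)$. The problem, posed in \cite{Shmakov}, is to decide whether for all $n\ge1$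
\begin{equation}\label{eq:question}
\lim_{g\to\infty}\mathbb{E}(X_g^n)=\Big(\frac{1}{1-q^{-1}}\Big)^{n(n+1)/2}.
\end{equation}

\subsection{Why one would guess \eqref{eq:question}}

Let $h_A$ be the characteristic polynomial of the Frobenius endomorphism $\pi$ of $A$, so that $\#A(\mathbb{F}_q)=h_A(1)$. Its $2g$ roots have absolute value $\sqrt q$ and can be grouped into pairs $\sqrt q\,e^{\pm i\theta}$. So they are $\sqrt q$ times the eigenvalues of an element $\Theta_A$ of the compact symplectic group $\mathrm{Sp}(g)$ of unitary quaternionic $g\times g$ matrices, acting on $\mathbb{C}^{2g}$, and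
\begin{equation}\label{eq:weil}
X_g=\det\big(1-q^{-1/2}\Theta_A\big)\in\big[(1-q^{-1/2})^{2g},\,(1+q^{-1/2})^{2g}\big].
\end{equation}
Suppose that $\Theta_A$ behaved like a Haar-distributed element $\Theta$. Since $\det(1-t\Theta)^n=\sum_j(-t)^j\operatorname{tr}\big(\Theta\mid\bigwedge^j(\mathbb{C}^{2g}\otimes\mathbb{C}^n)\big)$, the Haar average is the generating function of the dimensions of the invariants in $\bigwedge^\bullet(\mathbb{C}^{2g}\otimes\mathbb{C}^n)$. For $n=1$ the invariants are spanned by the powers $\varpi^k$, $0\le k\le g$, of the invariant bivector $\varpi$. The average is $\sum_{k=0}^gq^{-k}$, which tends to the right side of \eqref{eq:question}. For $g=1$ this prediction is exact: the quadratic twist exchanges the point counts $q+1-a$ and $q+1+a$ and preserves automorphism groups, so $\mathbb{E}(X_1)=1+q^{-1}$. For general $n$ the invariants of degree $2$ form the space $\mathbb{C}\varpi\otimes\operatorname{Sym}^2\mathbb{C}^n$, of dimension $n(n+1)/2$. If the invariants were the polynomial ring on this space, the average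 would be the right side of \eqref{eq:question}.

\subsection{Results}

Throughout, $\kappa=1$ if $q$ is a square and $\kappa=\frac12$ otherwise.

\begin{theorem}\label{thm:main}
For every prime power $q$, the assertion that \eqref{eq:question} holds for all $n\ge1$ is false. More precisely:
\begin{itemize}
\item[(a)] If $q$ is a square, then for every $n\ge1$ we have $\mathbb{E}(X_g^n)\to+\infty$, and $\frac1g\log\mathbb{E}(X_g^n)\to2n\log(1+q^{-1/2})$, the largest rate allowed by the Weil bound \eqref{eq:weil}.
\item[(b)] If $q$ is not a square, then for every $n\ge1$ there are no constants $0<c_1\le c_2$ with $c_1\le\mathbb{E}(X_g^n)\le c_2$ for all large $g$. Hence $\mathbb{E}(X_g^n)$ does not converge to any positive real number.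
\item[(c)] $\log\#\mathcal{A}_g(\mathbb{F}_q)=\kappa g^2\log g+O_q(g^2)$.
\end{itemize}
\end{theorem}

Part (c) already shows that the moduli space is far from being sampled evenly: $\mathcal{A}_g$ has dimension $g(g+1)/2$, and $q^{g(g+1)/2}$ is only $e^{O(g^2)}$.

\subsection{The idea of the proof}

Fix a ppav $(A,\lambda)$. The quasi-automorphisms of $A$ that preserve $\lambda$ form an algebraic group $I$ over $\mathbb{Q}$ with $I(\mathbb{R})$ compact. The ppav's that are locally isomorphic to $(A,\lambda)$ at every prime form its \emph{genus}, and, as for positive definite lattices, the mass of the genus is the reciprocal of a product of local volumes of $I$ (Proposition~\ref{prop:mass}). We show that all factors of this formula except one lie between $e^{-Cg^2}$ and $e^{Cg^2}$ as far as is needed, and that an isogeny class contains at most $e^{Cg^2}$ genera. The exception is the volume of $I(\mathbb{R})$. Compact groups of large rank have very small volume, because spheres of large dimension do: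
\begin{center}
\begin{tabular}{lll}
\hline
$h_A$ & $I(\mathbb{R})$ & $-\log\operatorname{vol}I(\mathbb{R})$\\
\hline
squarefree & $\mathrm{U}(1)^g$ & $O(g)$\\
$(T^2-aT+q)^g$, $a^2<4q$ & $\mathrm{U}(g)$ & $\frac12g^2\log g+O(g^2)$\\
$(T^2-q)^g$, $q$ not a square, $g$ even & $\mathrm{Sp}(g/2)^2$ & $\frac12g^2\log g+O(g^2)$\\
$(T\mp\sqrt q)^{2g}$, $q$ a square & $\mathrm{Sp}(g)$ & $g^2\log g+O(g^2)$\\
\hline
\end{tabular}
\end{center}
So the measure favors repeated Frobenius eigenvalues, the opposite of Haar measure on $\mathrm{Sp}(g)$. Section~\ref{sec:example} computes the last row exactly for $q=p^2$. In general, with probability at least $1-e^{-g^2}$ a single irreducible factor of $h_A$, of the least possible degree $1/\kappa$, accounts for all but $O(g/\log g)$ of the dimension (Proposition~\ref{prop:conc}).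

If $q$ is a square, this factor is $T-\sqrt q$ or $T+\sqrt q$, the two cases are equally likely, and in the second $X_g$ is nearly as large as \eqref{eq:weil} permits. This gives (a). If $q$ is not a square, the second and third rows of the table compete, and an error $e^{O(g^2)}$ does not tell which one wins. Near the third row $X_g$ is exponentially small; near the second row it is exponentially large for $a\le0$. This suffices to show that \eqref{eq:question} cannot hold for both $n=1$ and $n=2$ (Proposition~\ref{prop:n12}). For a single $n$ we compare masses in neighboring dimensions with much smaller errors and use that $T^2-q$ divides $h_A$ to an even power; this is Section~\ref{sec:nonsquare}, on which nothing before it depends.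

\subsection*{Conventions}
All abelian varieties and homomorphisms are defined over $\mathbb{F}_q$. The letter $C$ denotes positive constants that depend only on $q$ and may change from line to line. We assume $g\ge2$ unless stated otherwise. We write $\operatorname{mass}(h)$ for the mass of all ppav's with $h_A=h$. Two elementary inequalities are used repeatedly:
\begin{equation}\label{eq:elem}
\prod_{i\ge1}(1-x^i)\ge1-x-x^2\quad(0<x\le\tfrac12),\qquad\qquad\prod_{j\ge2}\zeta(j)<3.
\end{equation}
The first follows from $\prod_{i\ge2}(1-x^i)\ge1-\sum_{i\ge2}x^i=1-\frac{x^2}{1-x}$. The second follows from $\log\zeta(j)\le\zeta(j)-1$ and $\sum_{j\ge2}(\zeta(j)-1)=\sum_{m\ge2}\frac1{m(m-1)}=1$.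

\section{Abelian varieties, lattices and involutions}\label{sec:prelim}

\subsection{Isogeny classes}\label{sec:isog}

We recall the structure theory of Tate, Honda and Waterhouse. Let $A$ have dimension $g$. The polynomial $h=h_A$ determines the isogeny class of $A$. Write $h=\prod_ih_i^{m_i}$ with distinct irreducible $h_i\in\mathbb{Z}[T]$, and put
\[
e_i=\deg h_i,\qquad g_i=e_im_i/2,\qquad K_i=\mathbb{Q}[T]/(h_i).
\]
Then $g_i$ is the dimension of the $h_i$-isotypic part of $A$, and $\sum_ig_i=g$. With $R=\operatorname{End}(A)$ we have $R\otimes\mathbb{Q}=\prod_i\mathcal{E}_i$, where $\mathcal{E}_i$ is a central simple $K_i$-algebra of dimension $m_i^2$. So $\operatorname{rank}R=\sum_ie_im_i^2\le4g^2$. More generally, if $h_{A'}$ contains $h_i$ to the power $m_i'$, then $\operatorname{rank}\operatorname{Hom}(A,A')=\sum_ie_im_im_i'$.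

Conversely, let $\pi$ be an algebraic integer all of whose conjugates have absolute value $\sqrt q$, and let $K=\mathbb{Q}(\pi)$. There is a simple abelian variety with Frobenius $\pi$. Its endomorphism algebra is the central division algebra over $K$ with local invariants $\frac{v(\pi)}{v(q)}[K_v:\mathbb{Q}_p]$ at the places $v\mid p$, $\frac12$ at the real places, and $0$ elsewhere. Its index $d$ is the least common denominator of the invariants, the variety has dimension $d[K:\mathbb{Q}]/2$, and its characteristic polynomial is the $d$-th power of the minimal polynomial of $\pi$.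

In every complex embedding of $K_i$, complex conjugation sends $\pi$ to $q/\pi$. There are therefore two cases.
\begin{itemize}
\item \emph{CM case}: $\pi^2\ne q$ in $K_i$. Then $K_i$ is a CM field, $e_i$ is even, and we let $K_i^+$ be the maximal totally real subfield, of degree $e_i/2$.
\item \emph{Real case}: $\pi^2=q$ in $K_i$; put $K_i^+=K_i$. If $q$ is a square, then $h_i=T\mp\sqrt q$, $e_i=1$, the invariants are $\frac12$ at $p$ and $\infty$, and the simple variety is an elliptic curve. If not, then $h_i=T^2-q$, $e_i=2$, the prime $p$ ramifies in $K_i=\mathbb{Q}(\sqrt p)$, the invariant there is $\frac12\cdot2\equiv0$, and the simple variety is a surface with characteristic polynomial $(T^2-q)^2$. In both cases $d=2$, so \emph{$m_i$ is even}, and $\mathcal{E}_i$ is a matrix algebra of size $m_i/2$ over a quaternion algebra ramified at all real places.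
\end{itemize}
In all cases $[K_i^+:\mathbb{Q}]\le g_i$, so $\sum_i[K_i^+:\mathbb{Q}]\le g$.

Since $h$ has repeated roots, its discriminant is useless, and we use the following substitute. For a monic polynomial $H$ let $D_H=\prod(\beta-\beta')$, the product being over all ordered pairs of roots, listed with multiplicity, with $\beta\ne\beta'$. If $H$ has coefficients in $\mathbb{Z}$ or $\mathbb{Z}_\ell$, then $D_H$ is a nonzero element of that ring, it is divisible by the discriminant of the product of the distinct irreducible factors of $H$, and $D_{H^k}=D_H^{k^2}$. We have $|D_h|\le(2\sqrt q)^{4g^2}\le e^{Cg^2}$. At most $Cg^2$ primes divide $pD_h$, and the $j$-th prime exceeds $j$, so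
\begin{equation}\label{eq:primes}
\sum_{\ell\mid pD_h}\frac1\ell\le\sum_{j\le Cg^2}\frac1j\le C\log g.
\end{equation}

\subsection{Local modules}\label{sec:local}

For a prime $\ell\ne p$ let $T_\ell=T_\ell A$ be the Tate module, free of rank $2g$ over $\mathbb{Z}_\ell$, with the action of $\pi$; we fix identifications $\mathbb{Z}_\ell(1)=\mathbb{Z}_\ell$ over $\overline{\mathbb{F}}_q$. For $\ell=p$ let $T_p=T_pA$ be the covariant Dieudonn\'e module of $A[p^\infty]$. It is free of rank $2g$ over $W=W(\mathbb{F}_q)$, the ring of integers of the unramified extension of degree $r$ of $\mathbb{Q}_p$. It carries a $\tau$-linear operator $\mathsf{F}$ and a $\tau^{-1}$-linear operator $\mathsf{V}$ with $\mathsf{F}\mathsf{V}=\mathsf{V}\mathsf{F}=p$, where $\tau$ is a generator of $\operatorname{Gal}(W/\mathbb{Z}_p)$. We name the two operators, and $\tau$, so that $\pi$ acts as $\mathsf{F}^r$. Let $\mathbb{D}=W\{\mathsf{F},\mathsf{V}\}$ be the ring with these relations. We regard $T_\ell$ as a module over $\mathbb{Z}_\ell[\pi]$ for $\ell\ne p$ and over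 $\mathbb{D}$ for $\ell=p$, and call it the \emph{local module} of $A$ at $\ell$. Put $V_\ell=T_\ell\otimes\mathbb{Q}$. A lattice in $V_\ell$ is \emph{stable} if it is a submodule over this ring. The endomorphism $\pi$ is semisimple on $V_\ell$ with characteristic polynomial $h$ (over $W[1/p]$ if $\ell=p$).

\emph{Tate's theorem.} For every prime $\ell$, $\operatorname{Hom}(A,A')\otimes\mathbb{Z}_\ell$ is the group of homomorphisms of local modules $T_\ell A\to T_\ell A'$. In particular $R_\ell:=R\otimes\mathbb{Z}_\ell$ is the endomorphism ring of the local module $T_\ell$.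

\emph{Polarizations.} A polarization $\lambda$ gives alternating forms $\psi$ on the $T_\ell$, with values in $\mathbb{Z}_\ell$ or $W$, such that
\begin{equation}\label{eq:compat}
\psi(\pi u,\pi v)=q\,\psi(u,v)\quad(\ell\ne p),\qquad\psi(\mathsf{F}u,v)=\tau\psi(u,\mathsf{V}v)\quad(\ell=p).
\end{equation}
They are perfect if $\lambda$ is principal. A perfect alternating form on a local module that satisfies \eqref{eq:compat} is called \emph{admissible}.

\emph{Lattice dictionary.} The pairs $(A',\varphi)$ with $\varphi:A'\to A$ a quasi-isogeny correspond, up to isomorphism, to the families of stable lattices $\varphi(T_\ell A')\subset V_\ell A$ that equal $T_\ell A$ for almost all $\ell$. If $\lambda$ is a polarization of $A$, then $\varphi^*\lambda$ is a principal polarization of $A'$ if and only if all these lattices are self-dual for $\psi$.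

\subsection{The trace form and the group $I$}\label{sec:group}

Let $(A,\lambda)$ be a ppav. The Rosati involution $\dagger$ preserves $R$, it is the adjunction for $\psi$ on every $T_\ell$, and $\pi^\dagger=q/\pi$. Let $\operatorname{Tr}:R\to\mathbb{Z}$ be the trace on $V_\ell$ (over $W[1/p]$ if $\ell=p$), which does not depend on $\ell$. Then $\operatorname{Tr}(x^\dagger)=\operatorname{Tr}(x)$, and $\operatorname{Tr}(xy^\dagger)$ is a symmetric, positive definite, integral form on $R$. Put $R^\pm=\{x\in R:x^\dagger=\pm x\}$.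

The algebra $R\otimes\mathbb{R}$ is the product of the $M_{m_i}(\mathbb{C})^{e_i/2}$ for $K_i$ CM and the $M_{m_i/2}(\mathbb{H})^{e_i}$ for $K_i$ real. A positive involution is the conjugate transpose in suitable coordinates. For $\ell\ne p$ the $i$-th part of $V_\ell$ is free of rank $m_i$ over $K_i\otimes\mathbb{Q}_\ell$ and $\mathcal{E}_i\otimes\mathbb{Q}_\ell$ is its endomorphism algebra, so $\operatorname{Tr}$ is $\operatorname{Tr}_{K_i/\mathbb{Q}}$ of the reduced trace on $\mathcal{E}_i$. Hence $\operatorname{Tr}(xx^\dagger)=2\sum_{j,k}|x_{jk}|^2$ on each matrix factor.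

Let $I$ be the algebraic group over $\mathbb{Q}$ defined by $xx^\dagger=1$ in $R\otimes\mathbb{Q}$. Then
\[
I(\mathbb{R})=\prod_{K_i\text{ CM}}\mathrm{U}(m_i)^{e_i/2}\times\prod_{K_i\text{ real}}\mathrm{Sp}(m_i/2)^{e_i}.
\]
Over $\mathbb{C}$ the group $I$ is a product of general linear and symplectic groups, so it is connected and reductive. Its Lie algebra is $R^-\otimes\mathbb{Q}$, and $\delta:=\dim I\le4g^2$. Let
\[
\mathcal{K}_\ell=\{u\in R_\ell:uu^\dagger=1\}=\operatorname{Aut}(T_\ell,\psi),\qquad\mathcal{K}_\ell(k)=\mathcal{K}_\ell\cap(1+\ell^kR_\ell).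
\]

\subsection{Orders with involution}\label{sec:orders}

At primes dividing $pD_h$ the order $R_\ell$ need not be maximal, and we know nothing about it. What remains usable is reduction modulo the Jacobson radical $J$ of $R_\ell$. Recall that $J^N\subset\ell R_\ell\subset J$ for some $N$, that $R_\ell/J$ is a finite semisimple ring, that an element of $R_\ell$ is a unit if and only if its image in $R_\ell/J$ is, and that $J^\dagger=J$. The tool for lifting from $R_\ell/J$ to $R_\ell$ compatibly with $\dagger$ is the square root.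

\begin{lemma}\label{lem:sqrt}
Let $w\in R_\ell$. The binomial series in $w-1$ for $w^{1/2}$ and $w^{-1/2}$ converge, with the stated values, in the following cases.
\begin{itemize}
\item[(i)] $\ell$ is odd and $w\in1+J$: then $w^{\pm1/2}\in1+J$. If $w\in1+\ell^kR_\ell$ with $k\ge1$, then $w^{\pm1/2}\in1+\ell^kR_\ell$.
\item[(ii)] $\ell=2$ and $w\in1+2^kR_2$ with $k\ge3$: then $w^{\pm1/2}\in1+2^{k-1}R_2$.
\end{itemize}
The roots lie in $\mathbb{Q}_\ell[w]$, so they are fixed by every $\mathbb{Q}_\ell$-linear involution that fixes $w$. If $(w-1)\iota=0$ for a homomorphism $\iota$ into $T_\ell$, then $w^{\pm1/2}\iota=\iota$.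
\end{lemma}

\begin{proof}
The coefficients $\binom{\pm1/2}{j}$ lie in $\mathbb{Z}[\frac12]$, and $(w-1)^j\to0$ because $J^N\subset\ell R_\ell$; this gives (i). For (ii) write $w=1+4z$ with $z\in2^{k-2}R_2\subset2R_2$. We have $(1-4x)^{-1/2}=\sum_j\binom{2j}jx^j$ with $\binom{2j}j$ even for $j\ge1$, and $(1-4x)^{1/2}=(1-4x)(1-4x)^{-1/2}$. So $(1+4z)^{\pm1/2}\in1+2z\,\mathbb{Z}[[z]]$. The finite-dimensional space $\mathbb{Q}_\ell[w]$ is closed, and the series have constant term $1$.
\end{proof}

A unit $\sigma\in R_\ell^\times$ is \emph{symmetric} if $\sigma^\dagger=\sigma$, and two symmetric units are \emph{equivalent} if $\sigma'=u^\dagger\sigma u$ with $u\in R_\ell^\times$. The same terms apply in $R_\ell/J$.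

\begin{lemma}\label{lem:symm}
\begin{itemize}
\item[(i)] The admissible forms on $T_\ell$ are the forms $\psi(\sigma\,\cdot,\cdot)$ with $\sigma$ a symmetric unit of $R_\ell$, and isomorphic forms correspond to equivalent units.
\item[(ii)] Symmetric units $\sigma,\sigma'$ are equivalent if $\ell$ is odd and $\sigma\equiv\sigma'\bmod J$, or if $\ell=2$ and $\sigma\equiv\sigma'\bmod8R_2$.
\item[(iii)] For $\ell$ odd, symmetric units of $R_\ell$ whose images in $R_\ell/J$ are equivalent are equivalent.
\end{itemize}
\end{lemma}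

\begin{proof}
(i) A perfect form is $\psi'=\psi(\sigma\,\cdot,\cdot)$ with $\sigma$ a linear automorphism of $T_\ell$. For $\ell\ne p$, \eqref{eq:compat} for $\psi'$ reads $\psi(\sigma\pi u,\pi v)=q\psi(\sigma u,v)=\psi(\pi\sigma u,\pi v)$, that is, $\sigma\pi=\pi\sigma$. For $\ell=p$ it reads $\psi(\sigma\mathsf{F}u,v)=\tau\psi(\sigma u,\mathsf{V}v)=\psi(\mathsf{F}\sigma u,v)$, that is, $\sigma\mathsf{F}=\mathsf{F}\sigma$. In both cases this means $\sigma\in R_\ell^\times$. The form $\psi'$ is alternating if and only if $\psi(\sigma u,v)=-\psi(\sigma v,u)=\psi(u,\sigma v)$, that is, $\sigma^\dagger=\sigma$. Finally $\psi'(u\,\cdot,u\,\cdot)=\psi(u^\dagger\sigma u\,\cdot,\cdot)$.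

(ii) The map $y\mapsto y^*=\sigma^{-1}y^\dagger\sigma$ is an involution, and $w=\sigma^{-1}\sigma'$ satisfies $w^*=\sigma^{-1}\sigma'\sigma^{-1}\sigma=w$. By Lemma~\ref{lem:sqrt}, $z=w^{1/2}$ is a unit with $z^*=z$, so $z^\dagger\sigma z=\sigma z^*z=\sigma w=\sigma'$.

(iii) If $\bar\sigma'=\bar u^\dagger\bar\sigma\bar u$, lift $\bar u$ to a unit $u$ and apply (ii) to $u^\dagger\sigma u$ and $\sigma'$.
\end{proof}

\emph{The four types.} Let $\ell$ be odd. The ring $R_\ell/J$ is a product of matrix algebras over finite fields, which $\dagger$ permutes. The product over an orbit is a \emph{$\dagger$-simple factor} $\bar R$. Either two algebras are swapped (type GL), or $\bar R$ is simple and $\dagger$ is the adjunction for a nondegenerate form $b$ that is hermitian (type U, when $\dagger$ is nontrivial on the center), alternating (type Sp) or symmetric (type O). Let $\mathcal{U}(\bar R)=\{u:uu^\dagger=1\}$ and $\bar R^-=\{x:x^\dagger=-x\}$.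
\begin{center}
\begin{tabular}{llll}
\hline
type & $\bar R$ & $|\mathcal{U}(\bar R)|/|\bar R^-|$ & classes\\
\hline
$\mathrm{GL}_n$ & $M_n(\mathbb{F}_\nu)\times M_n(\mathbb{F}_\nu)^{\mathrm{op}}$ & $\prod_{i\le n}(1-\nu^{-i})$ & $1$\\
$\mathrm{U}_n$ & $M_n(\mathbb{F}_{\nu^2})$ & $\prod_{i\le n}(1-(-\nu)^{-i})$ & $1$\\
$\mathrm{Sp}_{2n}$ & $M_{2n}(\mathbb{F}_\nu)$ & $\prod_{i\le n}(1-\nu^{-2i})$ & $1$\\
$\mathrm{O}_{2k+1}$ & $M_{2k+1}(\mathbb{F}_\nu)$ & $2\prod_{i\le k}(1-\nu^{-2i})$ & $2$\\
$\mathrm{O}_{2k}^\pm$ & $M_{2k}(\mathbb{F}_\nu)$ & $2(1\mp\nu^{-k})\prod_{i<k}(1-\nu^{-2i})$ & $2$\\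
\hline
\end{tabular}
\end{center}
The third column is the order of the finite classical group divided by the order of its Lie algebra $\bar R^-$, whose dimension over $\mathbb{F}_\nu$ is $n^2$, $n^2$, $n(2n+1)$, $k(2k+1)$, $k(2k-1)$ in the five rows. The last column is the number of equivalence classes of symmetric units. In type GL a symmetric unit $(x,x)$ equals $u^\dagger u$ with $u=(x,1)$. In the other types $\sigma\mapsto b(\sigma\,\cdot,\cdot)$ identifies the classes with the isometry classes of nondegenerate forms of the same kind and rank over a finite field. By \eqref{eq:elem},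
\begin{equation}\label{eq:typelower}
|\mathcal{U}(\bar R)|/|\bar R^-|\ge1-\ell^{-1}-\ell^{-2}
\end{equation}
in types GL, U, Sp. In type O the quotient is at least $\frac43(1-\frac19-\frac1{81})>1$, since $\nu\ge3$.

\emph{Which factor has which type.} Let $\ell\ne2,p$. By the Krull--Schmidt theorem $T_\ell=\bigoplus_j\Lambda_j^{n_j}$ with pairwise nonisomorphic indecomposable $\Lambda_j$, unique up to isomorphism; the rings $\operatorname{End}(\Lambda_j)$ are local with finite residue fields $k_j$, and $R_\ell/J=\prod_jM_{n_j}(k_j)$. We use three facts.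
\begin{itemize}
\item[(F1)] If $e\in R_\ell$ is an idempotent, its image in $M_{n_j}(k_j)$ has rank equal to the multiplicity of $\Lambda_j$ in $eT_\ell$. (Decompose $eT_\ell$ and $(1-e)T_\ell$ into indecomposables and use this decomposition of $T_\ell$.)
\item[(F2)] The radical of $eR_\ell e=\operatorname{End}(eT_\ell)$ is $eJe$, so its semisimple quotient is $\bar e(R_\ell/J)\bar e$.
\item[(F3)] Let $\Lambda^*=\operatorname{Hom}(\Lambda,\mathbb{Z}_\ell)$ with $(\pi f)(u)=qf(\pi^{-1}u)$. Then $\dagger$ maps the factor of $\Lambda_j$ to the factor of $\Lambda_j^*$. Indeed $v\mapsto\psi(\cdot,v)$ is an isomorphism $T_\ell\to T_\ell^*$ by \eqref{eq:compat}, and it maps $e^\dagger T_\ell$ onto the functionals that vanish on $(1-e)T_\ell$. So $e^\dagger T_\ell\cong(eT_\ell)^*$; take for $e$ a projector onto $\Lambda_j$ and use (F1).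
\end{itemize}

\begin{lemma}\label{lem:etale}
Let $\ell\ne2,p$. Let $\Lambda$ be an indecomposable summand of $T_\ell$ of multiplicity $n$, let $H$ be the characteristic polynomial of $\pi$ on $\Lambda$, and assume $v_\ell(D_H)=0$. Then $\Lambda\cong\mathcal{O}_L$ for an unramified extension $L/\mathbb{Q}_\ell$ with $\mathcal{O}_L=\mathbb{Z}_\ell[\pi]$. The $\dagger$-simple factor containing the factor of $\Lambda$ has type $\mathrm{GL}_n$ with $\nu=|\mathcal{O}_L/\ell|$ if $\Lambda^*\not\cong\Lambda$; type $\mathrm{U}_n$ with $\nu^2=|\mathcal{O}_L/\ell|$ if $\Lambda^*\cong\Lambda$ and $\pi^2\ne q$ on $\Lambda$; type $\mathrm{Sp}_n$ with $\nu=|\mathcal{O}_L/\ell|$ if $\Lambda^*\cong\Lambda$ and $\pi^2=q$ on $\Lambda$. It never has type $\mathrm{O}$.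
\end{lemma}

\begin{proof}
The minimal polynomial $H_0$ of $\pi$ on $\Lambda$ is squarefree, and its discriminant divides $D_H$, hence is a unit. So $\mathbb{Z}_\ell[T]/(H_0)$ is a product of rings of integers of unramified fields, and an indecomposable lattice over it is one of these rings. The factor of $\Lambda$ is $M_n(\mathcal{O}_L/\ell)$. If $\Lambda^*\not\cong\Lambda$, the claim is (F3).

Let $\Lambda^*\cong\Lambda$. We split off the $\Lambda$-part orthogonally. The identity element $\bar e$ of the factor is symmetric by (F3). Lift it to $y_0$ and replace $y_0$ by $\frac12(y_0+y_0^\dagger)$, so that $y_0$ is symmetric. Put $y_{j+1}=3y_j^2-2y_j^3$. Then $y_{j+1}-y_j=-(y_j^2-y_j)(2y_j-1)$ and $y_{j+1}^2-y_{j+1}=-(y_j^2-y_j)^2(3-2y_j)(2y_j+1)$. As $y_0^2-y_0\in J$, the $y_j$ converge to a symmetric idempotent $e$ lifting $\bar e$. By (F1), $eT_\ell\cong\mathcal{O}_L^n$. It is an orthogonal summand because $e^\dagger=e$, and by (F2) our factor with its involution is the reduction modulo $\ell$ of $eR_\ell e=M_n(\mathcal{O}_L)$. On the center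 $\mathcal{O}_L=\mathbb{Z}_\ell[\pi]$ the involution is $\pi\mapsto q/\pi$. If $\pi^2\ne q$, this is a nontrivial automorphism of $\mathcal{O}_L$, and it is nontrivial on the residue field because $L$ is unramified: type U. If $\pi^2=q$, every $a\in\mathcal{O}_L$ is self-adjoint. The trace form of $\mathcal{O}_L$ is perfect, so $\operatorname{Tr}_{L/\mathbb{Q}_\ell}(a\,b(u,v))=\psi(au,v)$ for all $a\in\mathcal{O}_L$ defines a perfect $\mathcal{O}_L$-bilinear form $b$ on $eT_\ell$ with the same adjunction as $\psi$. From $\psi(au,u)=\psi(u,au)=-\psi(au,u)$ we get $b(u,u)=0$: type Sp.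
\end{proof}

\section{The mass of a genus}\label{sec:mass}

Two ppav's $(A,\lambda)$, $(A',\lambda')$ with $h_A=h_{A'}$ are in the same \emph{genus} if for every prime $\ell$ there is an isomorphism of local modules $T_\ell A\cong T_\ell A'$ that respects the forms $\psi$. We write $\mathcal{G}(A)$ for the genus of $(A,\lambda)$.

\subsection{The mass formula}

Let $\omega$ be the invariant differential form of top degree on $I$ that is dual to a $\mathbb{Z}$-basis of $R^-$; it is determined up to sign. It defines Haar measures $\omega_\ell$ on $I(\mathbb{Q}_\ell)$ and $\omega_\infty$ on $I(\mathbb{R})$. On the Lie algebra they are normalized so that $R_\ell^-$ has volume $1$ and $R^-$ has covolume $1$ in $R^-\otimes\mathbb{R}$. If $\operatorname{vol}$ and $\operatorname{covol}$ refer to the invariant metric $\operatorname{Tr}(xx^\dagger)$, then $\omega_\infty(I(\mathbb{R}))=\operatorname{vol}(I(\mathbb{R}))/\operatorname{covol}(R^-)$. Let $c$ be the number of CM fields among the $K_i$, let $\chi_i$ be the quadratic character of $K_i/K_i^+$, let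 $L(s)=\prod_{\mathrm{CM}}L(s,\chi_i)$, and let $L_\ell$ be the Euler factor at $\ell$ of $L(s)$ at $s=1$.

\begin{proposition}\label{prop:mass}
For every ppav $(A,\lambda)$,
\[
\operatorname{mass}(\mathcal{G}(A))=\frac{2^c\,L(1)\,\operatorname{covol}(R^-)}{\operatorname{vol}(I(\mathbb{R}))\,\prod_\ell L_\ell\,\omega_\ell(\mathcal{K}_\ell)}.
\]
\end{proposition}

\begin{proof}
We want to describe the members of the genus as lattices in the fixed spaces $V_\ell A$ with the fixed forms $\psi$. This requires a quasi-isogeny to $A$ that respects polarizations. It exists locally by definition, so the obstruction lies in $\ker^1(\mathbb{Q},I)$, the set of classes in $H^1(\mathbb{Q},I)$ that are trivial over every completion.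

\emph{The torsor.} Let $(A',\lambda')\in\mathcal{G}(A)$. The $\varphi\in\operatorname{Hom}(A,A')\otimes\mathbb{Q}$ with $\varphi^*\lambda'=\lambda$ are the rational points of an $I$-torsor. It has points over every $\mathbb{Q}_\ell$, by Tate's theorem and the definition of a genus. It has a real point: let $\varphi:A\to A'$ be an isogeny, which exists since $h_A=h_{A'}$. Then $\varphi^*\lambda'=\lambda\sigma$ with $\sigma\in R\otimes\mathbb{Q}$ symmetric and positive definite, so $\sigma=t^\dagger t$ with $t\in(R\otimes\mathbb{R})^\times$, and $(\varphi t^{-1})^*\lambda'=\lambda\,(t^{-1})^\dagger\sigma t^{-1}=\lambda$.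

\emph{The Hasse principle: $\ker^1(\mathbb{Q},I)=1$.} The derived group $I_{\mathrm{der}}$ is a product of restrictions of scalars of special unitary groups and of forms of symplectic groups, so it is simply connected. The reduced norms identify $I/I_{\mathrm{der}}$ with $S=\prod_{\mathrm{CM}}\operatorname{Res}_{K_i^+/\mathbb{Q}}S_i$, where $S_i$ is the norm-one torus of $K_i/K_i^+$. We have $H^1(K_i^+,S_i)=K_i^{+\times}/N K_i^\times$, so $\ker^1(\mathbb{Q},S)=1$ by the Hasse norm theorem. Hence a class in $\ker^1(\mathbb{Q},I)$ is the image of some $b\in H^1(\mathbb{Q},I_{\mathrm{der}})$, and $b_\infty$ becomes trivial in $H^1(\mathbb{R},I)$. So $b_\infty$ comes from $S(\mathbb{R})$ under the connecting map, and it is trivial because $I(\mathbb{R})\to S(\mathbb{R})$ is onto: $\det$ maps $\mathrm{U}(m)$ onto $\mathrm{U}(1)$. By the Hasse principle for simply connected groups, $H^1(\mathbb{Q},I_{\mathrm{der}})\cong H^1(\mathbb{R},I_{\mathrm{der}})$, so $b$ is trivial.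

\emph{Double cosets.} Thus every $(A',\lambda')\in\mathcal{G}(A)$ has a quasi-isogeny $\varphi:A'\to A$ with $\varphi^*\lambda=\lambda'$. Composing $\varphi$ with a local isomorphism $T_\ell A\cong T_\ell A'$ gives $x_\ell\in I(\mathbb{Q}_\ell)$ with $\varphi(T_\ell A')=x_\ell T_\ell A$, and $x_\ell\in\mathcal{K}_\ell$ for almost all $\ell$. Conversely, for $x=(x_\ell)\in I(\mathbb{A}_f)$ the lattices $x_\ell T_\ell A$ are stable and self-dual, and the lattice dictionary yields a member of $\mathcal{G}(A)$. With $\mathcal{K}=\prod_\ell\mathcal{K}_\ell$, the isomorphism classes in $\mathcal{G}(A)$ therefore correspond to the double cosets $I(\mathbb{Q})\backslash I(\mathbb{A}_f)/\mathcal{K}$, and the automorphism group at $x$ is $\Gamma_x=I(\mathbb{Q})\cap x\mathcal{K}x^{-1}$. Since $I(\mathbb{Q})\backslash I(\mathbb{A})$ is the disjoint union of the $\Gamma_x\backslash(I(\mathbb{R})\times x\mathcal{K})$ and $I(\mathbb{R})$ is compact, every Haar measure $\mu$ on $I(\mathbb{A})$ satisfies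
\[
\operatorname{mass}(\mathcal{G}(A))=\mu\big(I(\mathbb{Q})\backslash I(\mathbb{A})\big)\big/\mu\big(I(\mathbb{R})\times\mathcal{K}\big).
\]

\emph{The Tamagawa measure.} The convergence factors of the Tamagawa measure of a connected reductive group over $\mathbb{Q}$ are the Euler factors at $s=1$ of the Artin $L$-function of its geometric character group. Here $X^*(I_{\overline{\mathbb{Q}}})\otimes\mathbb{Q}=\bigoplus_{\mathrm{CM}}\operatorname{Ind}_{K_i^+}^{\mathbb{Q}}\chi_i$. This representation does not contain the trivial one and has $L$-function $L(s)$, so the Tamagawa measure is $\mu=L(1)^{-1}\omega_\infty\prod_\ell L_\ell\,\omega_\ell$. It remains to show that the Tamagawa number $\operatorname{Tam}(I)=\mu(I(\mathbb{Q})\backslash I(\mathbb{A}))$ is $2^c$.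

\emph{The Tamagawa number.} By \cite{Kottwitz}, $\operatorname{Tam}(I)=|\pi_0(Z(\hat I)^\Gamma)|/|\ker^1(\mathbb{Q},Z(\hat I))|$, where $Z(\hat I)$ is the center of the complex dual group and $\Gamma$ is the absolute Galois group of $\mathbb{Q}$. As $I_{\mathrm{der}}$ is simply connected, $Z(\hat I)$ is the dual torus $X^*(S)\otimes\mathbb{C}^\times$ of $S$. It is the product over the CM fields $K_i$ of the modules induced from $K_i^+$ to $\mathbb{Q}$ of $\mathbb{C}^\times_{\chi_i}$, which is $\mathbb{C}^\times$ with the Galois group of $K_i^+$ acting through $\operatorname{Gal}(K_i/K_i^+)$ by inversion. So $Z(\hat I)^\Gamma=\{\pm1\}^c$. By Shapiro's lemma it suffices to show $\ker^1(K_i^+,\mathbb{C}^\times_{\chi_i})=1$. The restriction of such a class to $K_i$ is a character of the Galois group of $K_i$ that is trivial on all decomposition groups, hence trivial by Chebotarev's theorem. So the class is inflated from $H^1(\operatorname{Gal}(K_i/K_i^+),\mathbb{C}^\times_{\chi_i})$. Here every $z\in\mathbb{C}^\times$ defines a cocycle, as $z\cdot z^{-1}=1$,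 and the coboundaries are the $y^{-2}$; the group is $\mathbb{C}^\times/(\mathbb{C}^\times)^2=1$.
\end{proof}

\subsection{The archimedean volume}\label{sec:arch}

The map $u\mapsto$ (last column of $u$) identifies $\mathrm{U}(k)/\mathrm{U}(k-1)$ with the sphere $S^{2k-1}$, of volume $2\pi^k/(k-1)!$. Its differential at $1$ sends an antihermitian matrix to its last column. For the metric $2\sum|x_{jk}|^2$, the diagonal entry of this column is stretched by $\sqrt2$, and each of the $2(k-1)$ other real coordinates is stretched by $2$, because an off-diagonal entry occurs twice in the matrix. For $\mathrm{Sp}(k)/\mathrm{Sp}(k-1)=S^{4k-1}$, of volume $2\pi^{2k}/(2k-1)!$, the diagonal entry has $3$ real coordinates and the others have $4(k-1)$. Therefore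
\begin{equation}\label{eq:vol}
\operatorname{vol}\mathrm{U}(m)=\prod_{k=1}^m2^{\frac12+2(k-1)}\frac{2\pi^k}{(k-1)!},\qquad\operatorname{vol}\mathrm{Sp}(n)=\prod_{k=1}^n2^{\frac32+4(k-1)}\frac{2\pi^{2k}}{(2k-1)!}.
\end{equation}
Since $\log k!=k\log k+O(k)$ and $\sum_{k\le m}k\log k=\frac12m^2\log m+O(m^2)$, we get $-\log\operatorname{vol}\mathrm{U}(m)=\frac12m^2\log m+O(m^2)$ and $-\log\operatorname{vol}\mathrm{Sp}(n)=n^2\log n+O(n^2)$. The $i$-th factor of $I(\mathbb{R})$ contributes $\frac{e_i}2\cdot\frac12m_i^2\log m_i$ in the CM case and $e_i(m_i/2)^2\log m_i$ in the real case, up to $O(e_im_i^2)$. Both equal $\frac14e_im_i^2\log m_i=(g_i^2/e_i)\log m_i$. Hence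
\begin{equation}\label{eq:logvol}
-\log\operatorname{vol}(I(\mathbb{R}))=\sum_i\frac{g_i^2}{e_i}\log m_i+O(g^2).
\end{equation}

\subsection{Local volumes}

\begin{lemma}\label{lem:localvol}
\begin{itemize}
\item[(i)] Let $k\ge1$ if $\ell$ is odd and $k\ge2$ if $\ell=2$. Then $\omega_\ell(\mathcal{K}_\ell(k))=\ell^{-k\delta}$. Hence $\omega_\ell(\mathcal{K}_\ell)=|\mathcal{K}_\ell/\mathcal{K}_\ell(k)|\,\ell^{-k\delta}\le\ell^{4kg^2}$, and $\omega_2(\mathcal{K}_2)\ge4^{-\delta}$.
\item[(ii)] For $\ell$ odd, $\omega_\ell(\mathcal{K}_\ell)$ is the product of $|\mathcal{U}(\bar R)|/|\bar R^-|$ over the $\dagger$-simple factors $\bar R$ of $R_\ell/J$.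
\end{itemize}
\end{lemma}

\begin{proof}
We use the Cayley map $x\mapsto u=(1-x)(1+x)^{-1}$, with inverse $u\mapsto x=(1-u)(1+u)^{-1}$. If $x^\dagger=-x$, then $u^\dagger=(1-x)^{-1}(1+x)=u^{-1}$; if $u^\dagger=u^{-1}$, then $x^\dagger=(u+1)^{-1}(u-1)=-x$. We have $u=1-2x(1+x)^{-1}$, and $u=1+\ell^ky$ gives $x=-\frac{\ell^k}2y(1+\frac{\ell^k}2y)^{-1}$. Under our hypothesis on $k$ we have $\ell^k/2\in\ell\mathbb{Z}_\ell$, so all inverses exist in $R_\ell$, and the Cayley map is a bijection from $\frac{\ell^k}2R_\ell^-$ onto $\mathcal{K}_\ell(k)$. For $\ell$ odd the same formulas, with an element of $J$ in place of $\ell^ky$, give a bijection from $J^-=J\cap R_\ell^-$ onto $\mathcal{K}_\ell\cap(1+J)$.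

From $u=-1+2(1+x)^{-1}$ we get $du=-2(1+x)^{-1}dx\,(1+x)^{-1}$, so $u^{-1}du=-2y\,dx\,y^\dagger$ with $y=(1-x)^{-1}\in R_\ell^\times$. The map $\xi\mapsto y\xi y^\dagger$ is an automorphism of the lattice $R_\ell^-$, so its determinant is a unit, and the Cayley map multiplies volumes by $|2|_\ell^\delta$. Thus $\omega_\ell(\mathcal{K}_\ell(k))=|2|_\ell^\delta\,|\ell^k/2|_\ell^\delta=\ell^{-k\delta}$. Since $\mathcal{K}_\ell/\mathcal{K}_\ell(k)$ embeds in $R_\ell/\ell^kR_\ell$, (i) follows.

Let $\ell$ be odd. Then $\mathcal{K}_\ell\cap(1+J)$ has volume $|R_\ell^-/J^-|^{-1}$, and $R_\ell^-/J^-=(R_\ell/J)^-$ because $\frac12(x-x^\dagger)$ is an antisymmetric lift if $x$ is any lift. The map $\mathcal{K}_\ell\to\mathcal{U}(R_\ell/J)$ is onto: if $u$ lifts a unitary element, then $w=u^\dagger u\in1+J$ is symmetric, and $uw^{-1/2}\in\mathcal{K}_\ell$ has the same image by Lemma~\ref{lem:sqrt}.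
\end{proof}

Call $\ell$ \emph{good} for $h$ if $\ell\nmid2pD_h$. Then the discriminant of $\prod_ih_i$ is prime to $\ell$, so $\mathbb{Z}_\ell[\pi]=\prod_i\mathcal{O}_{K_i}\otimes\mathbb{Z}_\ell$ is a product of unramified rings $\mathcal{O}_w$, one for each place $w\mid\ell$ of a field $K_i$, and
\begin{equation}\label{eq:goodT}
T_\ell\cong\bigoplus_i(\mathcal{O}_{K_i}\otimes\mathbb{Z}_\ell)^{m_i}.
\end{equation}
The dual of $\mathcal{O}_w$ is $\mathcal{O}_{\bar w}$, where $\bar w$ is the image of $w$ under $\pi\mapsto q/\pi$. By Lemma~\ref{lem:etale}, a place $v\mid\ell$ of $K_i^+$ with residue field of order $Nv$ gives a $\dagger$-simple factor with $\nu=Nv$, of type $\mathrm{GL}_{m_i}$ if $v$ splits in the CM field $K_i$, of type $\mathrm{U}_{m_i}$ if it is inert, and of type $\mathrm{Sp}_{m_i}$ if $K_i$ is real. In the CM case the contribution to $\omega_\ell(\mathcal{K}_\ell)$ is $\prod_{j\le m_i}(1-\chi_i(v)^jNv^{-j})$, and $L_\ell$ cancels the terms $j=1$. So for $\ell$ good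
\begin{equation}\label{eq:good}
L_\ell\,\omega_\ell(\mathcal{K}_\ell)=\prod_{\mathrm{CM}}\prod_{v\mid\ell}\prod_{j=2}^{m_i}\big(1-\chi_i(v)^jNv^{-j}\big)\cdot\prod_{\mathrm{real}}\prod_{v\mid\ell}\prod_{j=1}^{m_i/2}\big(1-Nv^{-2j}\big).
\end{equation}

\subsection{Example: powers of a supersingular elliptic curve}\label{sec:example}

Let $q=p^2$ with $p$ odd, let $E$ be an elliptic curve with $\pi=\pm p$, and let $A=E^g$, $g\ge1$, with the product polarization. We claim that
\begin{equation}\label{eq:example}
\operatorname{mass}(\mathcal{G}(E^g))=\prod_{k=1}^g\frac{(2k-1)!\,\zeta(2k)}{(2\pi)^{2k}}\,\big(p^k+(-1)^k\big).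
\end{equation}

\emph{The order.} Let $\mathcal{O}=\operatorname{End}(E)$. On $\mathcal{O}$, $\operatorname{Tr}$ is the reduced trace and the Rosati involution is $x\mapsto\bar x=\operatorname{Tr}(x)-x$. For $\ell\ne p$, $\pi$ is a scalar, so $\mathcal{O}_\ell=M_2(\mathbb{Z}_\ell)$. At $p$ we have $\mathsf{F}^2=\pm p$ and $\mathsf{V}=\pm\mathsf{F}$, so $\mathbb{D}$ acts through $W\oplus W\mathsf{F}$, the maximal order of the quaternion division algebra over $\mathbb{Q}_p$. Both this order and $T_pE$ have rank $4$ over $\mathbb{Z}_p$, and its left ideals are principal, so $T_pE$ is free of rank one and $\mathcal{O}_p$ is the opposite ring. Its residue field is $\mathbb{F}_{p^2}$, on which $x\mapsto\bar x$ is nontrivial.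

\emph{The covolume.} The form $\operatorname{Tr}(x\bar y)$ is unimodular on $M_2(\mathbb{Z}_\ell)$ and on $W$, and is $p$ times a unimodular form on $W\mathsf{F}$. So $\operatorname{disc}\mathcal{O}=p^2$. The sublattice $\mathbb{Z}\oplus\mathcal{O}^-$ consists of the elements of even trace and has index $2$, and $\operatorname{disc}\mathbb{Z}=\operatorname{Tr}(1)=2$; so $\operatorname{disc}\mathcal{O}^-=4p^2/2=2p^2$. Now $R=M_g(\mathcal{O})$ with the conjugate transpose. An element of $R^-$ has $g$ diagonal entries in $\mathcal{O}^-$ and $g(g-1)/2$ entries in $\mathcal{O}$ above the diagonal, on which the form is doubled and has discriminant $2^4p^2$. So $\operatorname{covol}(R^-)=(\sqrt2\,p)^g(4p)^{g(g-1)/2}$. Dividing by $\operatorname{vol}\mathrm{Sp}(g)$ from \eqref{eq:vol}, the power of $2$ has exponent $\frac g2+g(g-1)-\frac{3g}2-2g(g-1)-g=-g(g+1)$, and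
\[
\frac{\operatorname{covol}(R^-)}{\operatorname{vol}(I(\mathbb{R}))}=\prod_{k=1}^g\frac{(2k-1)!\;p^k}{(2\pi)^{2k}}.
\]

\emph{The local volumes.} Here $c=0$ and $L=1$. For $\ell\ne2,p$, \eqref{eq:good} gives $\omega_\ell(\mathcal{K}_\ell)=\prod_{k\le g}(1-\ell^{-2k})$. The same holds for $\ell=2$: the group scheme $\mathrm{Sp}_{2g}$ is smooth of relative dimension $\delta$ over $\mathbb{Z}_2$, so $|\mathcal{K}_2/\mathcal{K}_2(2)|=|\mathrm{Sp}_{2g}(\mathbb{Z}/4)|=2^\delta|\mathrm{Sp}_{2g}(\mathbb{F}_2)|$, and Lemma~\ref{lem:localvol}(i) gives $\omega_2(\mathcal{K}_2)=2^{-\delta}|\mathrm{Sp}_{2g}(\mathbb{F}_2)|$. At $p$ the ring $R_p/J=M_g(\mathbb{F}_{p^2})$ has type $\mathrm{U}_g$ with $\nu=p$, so $\omega_p(\mathcal{K}_p)=\prod_{k\le g}(1-(-p)^{-k})$. Thus $\prod_\ell\omega_\ell(\mathcal{K}_\ell)^{-1}=\prod_{k\le g}\zeta(2k)(1+(-p)^{-k})$, and \eqref{eq:example} follows.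

For $g=1$ the mass is $(p-1)/24$. For $p=3$ the curve $y^2=x^3-x$ has $4$ points over $\mathbb{F}_3$, so $\pi=-3$ over $\mathbb{F}_9$. Its automorphisms are $(x,y)\mapsto(u^2x+b,u^3y)$ with $u^4=1$ and $b^3=b$; there are $12$, all defined over $\mathbb{F}_9$, so this curve alone accounts for the mass $\frac1{12}$.

Compare \eqref{eq:example} with $q^{\dim\mathcal{A}_g}=\prod_{k\le g}p^{2k}$. The $k$-th factor of \eqref{eq:example} is the smaller one until $(2k-1)!$ outgrows $(4\pi^2p)^k$, so for fixed $g$ and large $p$ this genus is negligible. For fixed $p$ and large $g$ the factorials, which come from the spheres, give $\exp(g^2\log g+O(g^2))$, while the covolume and the local volumes contribute only $e^{O(g^2)}$. The next two sections show that this division of labor holds for every $h$, although in general $R$ is an unknown order.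

\section{Uniform bounds for the arithmetic factors}\label{sec:bounds}

\begin{proposition}\label{prop:factors}
For every ppav of dimension $g$,
\[
L(1)\le e^{Cg^2},\qquad\prod_\ell L_\ell\,\omega_\ell(\mathcal{K}_\ell)\ge e^{-Cg^2},\qquad1\le\operatorname{covol}(R^-)\le e^{Cg^2}.
\]
\end{proposition}

The three bounds are proved in Sections~\ref{sec:L}, \ref{sec:prod} and \ref{sec:covol}.

\subsection{The value $L(1)$}\label{sec:L}

The degrees of the fields $K_i$ may grow with $g$, so we need a bound that is explicit in the degree. Let $K$ be a CM field, $n=[K^+:\mathbb{Q}]$, $\chi$ the character of $K/K^+$, and $Q=d_K/d_{K^+}$ the quotient of the absolute discriminants. With $\Gamma_{\mathbb{R}}(s)=\pi^{-s/2}\Gamma(s/2)$, the function $\Xi(s)=Q^{s/2}\Gamma_{\mathbb{R}}(s+1)^nL(s,\chi)$ is entire, bounded in vertical strips, and satisfies $\Xi(s)=\Xi(1-s)$. On $\operatorname{Re}s=2$ we have $|\Xi(s)|\le Q\,\Gamma_{\mathbb{R}}(3)^n\zeta_{K^+}(2)\le Q\,\Gamma_{\mathbb{R}}(3)^n\zeta(2)^n$. The same bound holds on $\operatorname{Re}s=-1$, hence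 at $s=1$ by the Phragm\'en--Lindel\"of principle. As $\Gamma_{\mathbb{R}}(3)=\frac1{2\pi}$ and $\Gamma_{\mathbb{R}}(2)=\frac1\pi$, this gives $L(1,\chi)\le Q^{1/2}(\zeta(2)/2)^n\le d_K^{1/2}$. Finally $d_{K_i}\le|\operatorname{disc}h_i|\le(2\sqrt q)^{e_i^2}$ and $\sum_ie_i^2\le(\sum_ie_i)^2\le4g^2$.

\subsection{The product of the local volumes}\label{sec:prod}

By \eqref{eq:good}, a good prime contributes at least $\prod_v\prod_{j\ge2}(1-Nv^{-j})$, with $v$ running over the places above $\ell$ of all $K_i^+$. As $\zeta_{K_i^+}(j)\le\zeta(j)^{[K_i^+:\mathbb{Q}]}$, the good primes together contribute at least $3^{-g}$, by \eqref{eq:elem}.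

Let $\ell\mid pD_h$ be odd. The ring $R_\ell/J$ has at most $2g$ simple factors: their identity elements lift to orthogonal idempotents of $R_\ell$, which cut out independent nonzero summands of $T_\ell$, and $T_\ell$ has rank $2g$ over $\mathbb{Z}_\ell$ or $W$. The fields $K_i^+$ have at most $g$ places above $\ell$ in total, so $L_\ell\ge(1+\ell^{-1})^{-g}$. By Lemma~\ref{lem:localvol}(ii) and \eqref{eq:typelower}, the contribution is at least $(1-\ell^{-1}-\ell^{-2})^{2g}(1+\ell^{-1})^{-g}\ge e^{-Cg/\ell}$. By \eqref{eq:primes} these primes together contribute at least $e^{-Cg\log g}$. The prime $2$ contributes at least $4^{-\delta}(3/2)^{-g}$ by Lemma~\ref{lem:localvol}(i).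

\subsection{The covolume}\label{sec:covol}

The lower bound holds because $\operatorname{covol}(R^-)^2=\operatorname{disc}(R^-)$ is the discriminant of an integral positive definite lattice. For the upper bound we first pass to $R$. If $x\in R^+$ and $y\in R^-$, then $\operatorname{Tr}(xy)=\operatorname{Tr}(y^\dagger x^\dagger)=-\operatorname{Tr}(yx)$, so $\operatorname{Tr}(xy)=0$ and $R^+\perp R^-$. Also $2R\subset R^+\oplus R^-$ and $\operatorname{disc}(R^+)\ge1$. Hence $\operatorname{disc}(R^-)\le4^{4g^2}\operatorname{disc}(R)$. Since $\dagger$ has determinant $\pm1$ on $R$, $\operatorname{disc}(R)$ is also the absolute value of the discriminant of $\operatorname{Tr}(xy)$, and we bound it prime by prime. For $\ell\ne p$, $R_\ell$ is the centralizer of $\pi$ in a full matrix ring.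

\begin{lemma}\label{lem:central}
Let $\Lambda$ be a free $\mathbb{Z}_\ell$-module of finite rank, let $x\in\mathcal{H}=\operatorname{End}(\Lambda)$ be semisimple over $\mathbb{Q}_\ell$ with characteristic polynomial $H$, and let $\mathcal{C}$ be the centralizer of $x$ in $\mathcal{H}$. Then the discriminant of $\operatorname{tr}(yz)$ on $\mathcal{C}$ is nonzero and has valuation at most $v_\ell(D_H)$.
\end{lemma}

\begin{proof}
The operator $\Delta=\operatorname{ad}x$ is semisimple with eigenvalues $\beta-\beta'$, and $\mathcal{C}=\ker\Delta\cap\mathcal{H}$. Put $\mathcal{S}=\Delta(\mathcal{H}_{\mathbb{Q}})\cap\mathcal{H}$. Then $\mathcal{H}_{\mathbb{Q}}=\mathcal{C}_{\mathbb{Q}}\oplus\mathcal{S}_{\mathbb{Q}}$, and the sum is orthogonal since $\operatorname{tr}(z[x,y])=\operatorname{tr}([z,x]y)=0$ for $z\in\mathcal{C}$. By dimensions, $\mathcal{S}=\mathcal{C}^\perp\cap\mathcal{H}$. As $\operatorname{tr}$ is perfect on $\mathcal{H}$ and $\mathcal{H}/\mathcal{C}$ is torsion-free, $\mathcal{H}\to\operatorname{Hom}(\mathcal{C},\mathbb{Z}_\ell)$ is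 onto with kernel $\mathcal{S}$. So $|\operatorname{disc}\mathcal{C}|_\ell^{-1}$, the index of $\mathcal{C}$ in its dual, is $|\mathcal{H}/(\mathcal{C}+\mathcal{S})|$. Applying $\Delta$, whose kernel on $\mathcal{H}$ is $\mathcal{C}$, we see that this is $[\Delta\mathcal{H}:\Delta\mathcal{S}]\le[\mathcal{S}:\Delta\mathcal{S}]=|\det(\Delta|\mathcal{S})|_\ell^{-1}=|D_H|_\ell^{-1}$.
\end{proof}

So $v_\ell(\operatorname{disc}R)\le v_\ell(D_h)$ for $\ell\ne p$. At $p$, the ring $R_p$ is smaller than the centralizer of $\pi$: its elements must commute with $W$ and $\mathsf{F}$ as well. We project the centralizer onto $R_p$ by averaging over $W$ and over the powers of $\mathsf{F}$. This costs a denominator $N_0=rp^{r-1}$ that depends only on $q$. Let $(w_j)$, $(w_j^*)$ be bases of $W$ over $\mathbb{Z}_p$ that are dual for the trace form, which is perfect. Then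
\begin{equation}\label{eq:casimir}
\sum_jxw_j\otimes w_j^*=\sum_jw_j\otimes w_j^*x\quad(x\in W),\qquad\sum_jw_jw_j^*=1.
\end{equation}
Both identities are independent of the basis and may be checked after extending scalars to $W$, where the algebra becomes $W^r$ and the idempotents form a self-dual basis.

\begin{lemma}\label{lem:average}
Let $\Lambda$ be a free $\mathbb{Z}_p$-module of finite rank with an injective endomorphism $\pi$, let $\mathcal{C}$ be the centralizer of $\pi$ in $\operatorname{End}(\Lambda)$, and let $\phi,\phi':\mathbb{D}\to\mathcal{C}$ be $\mathbb{Z}_p$-algebra homomorphisms with $\phi(\mathsf{F}^r)=\phi'(\mathsf{F}^r)=\pi$. For $z\in\mathcal{C}$ put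
\[
P(z)=\sum_{i=0}^{r-1}p^{\,r-1-i}\sum_j\phi'(\mathsf{F}^iw_j)\,z\,\phi(w_j^*\mathsf{V}^i)\in\mathcal{C}.
\]
Then $\phi'(y)P(z)=P(z)\phi(y)$ for all $y\in\mathbb{D}$.
\end{lemma}

\begin{proof}
Put $z_0=\sum_j\phi'(w_j)z\phi(w_j^*)$. By \eqref{eq:casimir}, $\phi'(x)z_0=z_0\phi(x)$ for $x\in W$. Since $\mathsf{V}=p\mathsf{F}^{-1}$ in $\mathcal{C}_{\mathbb{Q}}$, we have $P(z)=p^{r-1}\sum_{i=0}^{r-1}\phi'(\mathsf{F})^iz_0\phi(\mathsf{F})^{-i}$. Each term intertwines the two actions of $W$, because $x\mathsf{F}^i=\mathsf{F}^i\tau^{-i}(x)$ and $\tau^{-i}(x)\mathsf{F}^{-i}=\mathsf{F}^{-i}x$. The map $y\mapsto\phi'(\mathsf{F})y\phi(\mathsf{F})^{-1}$ permutes the terms cyclically, because $\phi'(\mathsf{F})^rz_0\phi(\mathsf{F})^{-r}=\pi z_0\pi^{-1}=z_0$. So $P(z)$ intertwines $\mathsf{F}$, and hence $\mathsf{V}$.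
\end{proof}

Take $\Lambda=T_p$, of rank $2gr$ over $\mathbb{Z}_p$, and let $\phi=\phi'$ be the given action; it takes values in $\mathcal{C}$ since $\mathsf{F}^r$ is central in $\mathbb{D}$. Over $\mathbb{Z}_p$ the characteristic polynomial of $\pi$ is $h^r$, so $v_p(\operatorname{disc}\mathcal{C})\le r^2v_p(D_h)$ for the form $\operatorname{tr}=\operatorname{tr}_{\mathbb{Z}_p}$, by Lemma~\ref{lem:central}. By Lemma~\ref{lem:average}, $P$ maps $\mathcal{C}$ to $R_p$. On $R_p$ it is multiplication by $N_0$, by \eqref{eq:casimir} and $\mathsf{F}^i\mathsf{V}^i=p^i$. For $z\in\mathcal{C}$ and $y\in R_p$, cyclicity of the trace gives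
\[
\operatorname{tr}(P(z)y)=\sum_ip^{\,r-1-i}\sum_j\operatorname{tr}(z\,w_j^*\mathsf{V}^i\,y\,\mathsf{F}^iw_j)=N_0\operatorname{tr}(zy).
\]
So $\mathcal{N}=\ker P\cap\mathcal{C}$ is orthogonal to $R_p$, and $\mathcal{C}_{\mathbb{Q}}=R_{p,\mathbb{Q}}\oplus\mathcal{N}_{\mathbb{Q}}$. The map $P$ embeds $\mathcal{C}/(R_p\oplus\mathcal{N})$ into $R_p/N_0R_p$: if $P(z)=N_0y$ with $y\in R_p$, then $z-y\in\mathcal{N}$. Up to units,
\[
\operatorname{disc}_{\operatorname{tr}}(R_p)\,\operatorname{disc}_{\operatorname{tr}}(\mathcal{N})=\operatorname{disc}_{\operatorname{tr}}(\mathcal{C})\,[\mathcal{C}:R_p\oplus\mathcal{N}]^2,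
\]
and $\operatorname{disc}_{\operatorname{tr}}(\mathcal{N})$ is a nonzero element of $\mathbb{Z}_p$. Therefore $v_p(\operatorname{disc}_{\operatorname{tr}}R_p)\le r^2v_p(D_h)+8g^2v_p(N_0)$. On $R_p$ we have $\operatorname{tr}=\operatorname{Tr}_{W/\mathbb{Z}_p}\circ\operatorname{Tr}=r\operatorname{Tr}$, so $v_p(\operatorname{disc}R)\le v_p(\operatorname{disc}_{\operatorname{tr}}R_p)$. Altogether $\operatorname{disc}(R)\le|D_h|^{r^2}e^{Cg^2}\le e^{Cg^2}$. This completes the proof of Proposition~\ref{prop:factors}.

\section{The number of genera in an isogeny class}\label{sec:genera}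

\begin{proposition}\label{prop:genera}
The ppav's with a given characteristic polynomial $h$ of degree $2g$ fall into at most $e^{Cg^2}$ genera.
\end{proposition}

A genus is determined by the isomorphism classes of the pairs $(T_\ell,\psi)$. Up to $Cg^2$ primes are bad, so we cannot afford a factor $\ell^{Cg^2}$, or even a factor $2^g$, at each of them. The count at $\ell\nmid2p$ has to be a bounded power of $\ell^{v_\ell(D_h)}$; then the product over $\ell$ is a bounded power of $|D_h|$. We count modules first, then forms.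

\begin{lemma}\label{lem:lattices}
Let $\ell$ be any prime and $H\in\mathbb{Z}_\ell[T]$ monic. There are at most $\ell^{3v_\ell(D_H)}$ isomorphism classes of pairs $(\Lambda,x)$, where $\Lambda$ is a free $\mathbb{Z}_\ell$-module and $x\in\operatorname{End}(\Lambda)$ is semisimple over $\mathbb{Q}_\ell$ with characteristic polynomial $H$.
\end{lemma}

\begin{proof}
Write $H=\varphi_1\cdots\varphi_t$ with monic irreducible $\varphi_k$, in a fixed order, with repetitions. Then $\Lambda_{\mathbb{Q}}\cong\bigoplus_kL_k$ with $L_k=\mathbb{Q}_\ell[T]/(\varphi_k)$, and the submodules $\Lambda\cap(L_1\oplus\dots\oplus L_k)$ form a filtration whose $k$-th quotient is a lattice in $L_k$. We count the quotients and the extensions.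

\emph{Extensions.} Let $(\Lambda',x')$ and $(\Lambda'',x'')$ be given and $\mathcal{H}=\operatorname{Hom}(\Lambda'',\Lambda')$. An extension of $\Lambda''$ by $\Lambda'$ is $\Lambda'\oplus\Lambda''$ with $x=\begin{pmatrix}x'&z\\0&x''\end{pmatrix}$, $z\in\mathcal{H}$. A change of the splitting changes $z$ by an element of $\Delta\mathcal{H}$, where $\Delta(u)=x'u-ux''$. If $x$ is semisimple, the extension splits over $\mathbb{Q}_\ell$, so $z\in\mathcal{S}=\Delta(\mathcal{H}_{\mathbb{Q}})\cap\mathcal{H}$. As $\Delta$ is semisimple and $\Delta\mathcal{S}\subset\Delta\mathcal{H}\subset\mathcal{S}$, the number of extensions is at most $[\mathcal{S}:\Delta\mathcal{S}]=|\prod(\beta'-\beta'')|_\ell^{-1}$, the product being over the eigenvalues $\beta'$ of $x'$ and $\beta''$ of $x''$ with $\beta'\ne\beta''$.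

\emph{Lattices in a field.} Let $L=\mathbb{Q}_\ell[T]/(\varphi)$, $\mathfrak{o}=\mathbb{Z}_\ell[T]/(\varphi)$ and $[\mathcal{O}_L:\mathfrak{o}]=\ell^f$, so that $2f\le v_\ell(\operatorname{disc}\varphi)$. Let $\mathfrak{a}\subset L$ be an $\mathfrak{o}$-lattice. After scaling, $\mathcal{O}_L\mathfrak{a}=\mathcal{O}_L$; then $\mathfrak{a}$ contains a unit of $\mathcal{O}_L$, and after dividing by it $\mathfrak{o}\subset\mathfrak{a}\subset\mathcal{O}_L$. The order $\mathfrak{o}$ is self-dual for the form $\operatorname{Tr}_{L/\mathbb{Q}_\ell}(yz/\varphi'(T))$ (Euler's lemma). So $\mathfrak{a}\mapsto\mathfrak{a}^\vee$ maps these lattices injectively to ideals of $\mathfrak{o}$ of index $[\mathfrak{a}:\mathfrak{o}]\le\ell^f$, and these give ideals of the same index in $\mathbb{Z}_\ell[T]$.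

An ideal of index $\ell^n$ in $\mathbb{Z}_\ell[T]$ is the same as an isomorphism class of pairs consisting of a $\mathbb{Z}_\ell[T]$-module $Q$ of order $\ell^n$ and a generator of $Q$. The group $\operatorname{Aut}Q$ acts freely on the at most $\ell^n$ generators. A module $Q$ is an abelian group $G$ with an endomorphism, and $\operatorname{Aut}Q$ is the stabilizer of this endomorphism under conjugation by $\operatorname{Aut}G$. So the number of ideals is at most
\[
\ell^n\sum_{|Q|=\ell^n}\frac1{|\operatorname{Aut}Q|}=\ell^n\sum_{|G|=\ell^n}\frac{|\operatorname{End}G|}{|\operatorname{Aut}G|}.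
\]
The groups $G$ correspond to partitions of $n$, so there are at most $2^n$. If $\mathbb{Z}/\ell^k$ has multiplicity $n_k$ in $G$, then $\operatorname{End}G$ modulo its radical is $\prod_kM_{n_k}(\mathbb{F}_\ell)$, so $|\operatorname{End}G|/|\operatorname{Aut}G|=\prod_k\prod_{i\le n_k}(1-\ell^{-i})^{-1}\le4^n$, by \eqref{eq:elem} with $x=\frac12$ and since at most $n$ of the $n_k$ are nonzero. The number of ideals is at most $\ell^n8^n\le\ell^{4n}$. Summing over $0\le n\le f$, there are at most $(f+1)\ell^{4f}\le\ell^{5f}\le\ell^{\frac52v_\ell(\operatorname{disc}\varphi)}$ classes of lattices in $L$.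

\emph{Total.} Up to sign, $D_H$ is $\prod_k\operatorname{disc}\varphi_k$ times the product over the ordered pairs of distinct roots that belong to different $\varphi_k$. Each unordered pair of the second kind occurs in exactly one extension step. So the exponent of $\ell$ is at most $\frac52$ times the valuation of the first part plus $\frac12$ times that of the second.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:genera}]
We bound, for each $\ell$, the number of classes of pairs $(T_\ell A,\psi)$ with $h_A=h$.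

\emph{Modules for $\ell\ne p$.} There are at most $\ell^{3v_\ell(D_h)}$ by Lemma~\ref{lem:lattices}.

\emph{Modules for $\ell=p$.} The underlying pair $(\Lambda,\pi)$ over $\mathbb{Z}_p$ has characteristic polynomial $h^r$, so there are at most $p^{3r^2v_p(D_h)}$ classes. Fix one, and let $\mathcal{C}$ be the centralizer of $\pi$. A $\mathbb{D}$-module structure is a homomorphism $\phi$ as in Lemma~\ref{lem:average}, and conjugate homomorphisms give isomorphic modules. Let $k=v_p(N_0)+1$, and suppose that $\phi\equiv\phi'\bmod p^k\mathcal{C}$ on $W$ and on $\mathsf{F}$. Then $u=P(1)$ is congruent modulo $p^k\mathcal{C}$ to $\sum_ip^{\,r-1-i}\phi(\mathsf{F}^i\sum_jw_jw_j^*\mathsf{V}^i)=N_0$. So $u/N_0\in1+p\,\mathcal{C}$ is a unit, and it conjugates $\phi$ to $\phi'$. Since $W=\mathbb{Z}_p[w]$ for some $w$, the class of the module is determined by $\phi(w)$ and $\phi(\mathsf{F})$ modulo $p^k$. There are at most $|\mathcal{C}/p^k\mathcal{C}|^2\le p^{2k(2gr)^2}\le e^{Cg^2}$ classes.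

\emph{Forms for $\ell\ne2,p$.} Fix the module $T_\ell=T_\ell A=\bigoplus_j\Lambda_j^{n_j}$. By Lemma~\ref{lem:symm}(i), (iii) and the table in Section~\ref{sec:orders}, the number of classes of admissible forms is at most $2^o$, where $o$ is the number of factors of type O. Let $H_j$ be the characteristic polynomial of $\pi$ on $\Lambda_j$. The $D_{H_j}\in\mathbb{Z}_\ell$ are disjoint subproducts of $D_h$, so $\sum_jv_\ell(D_{H_j})\le v_\ell(D_h)$. By Lemma~\ref{lem:etale}, type O requires $v_\ell(D_{H_j})\ge1$. Hence $o\le v_\ell(D_h)$.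

\emph{Forms for $\ell\in\{2,p\}$.} By Lemma~\ref{lem:symm}(i), (ii), symmetric units that are congruent modulo $8pR_\ell$ are equivalent. So there are at most $|R_\ell/8pR_\ell|\le(8p)^{4g^2}$ classes.

Multiplying over all $\ell$, with one class if $\ell\nmid2pD_h$, gives at most $|D_h|^Ce^{Cg^2}\le e^{Cg^2}$ genera.
\end{proof}

\section{Total mass and concentration}\label{sec:conc}

\begin{proposition}\label{prop:upper}
$\operatorname{mass}(h)\le\exp\big(\log g\cdot\sum_ig_i^2/e_i+Cg^2\big)$.
\end{proposition}

\begin{proof}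
By Propositions~\ref{prop:mass} and \ref{prop:factors} and $c\le g$, each genus has mass at most $e^{Cg^2}/\operatorname{vol}(I(\mathbb{R}))$. Use \eqref{eq:logvol} with $\log m_i\le\log g+\log2$ and $\sum_ig_i^2/e_i\le g^2$, and multiply by the number of genera from Proposition~\ref{prop:genera}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
\emph{Upper bound.} The coefficients of $h$ are bounded by $4^gq^g$, so there are at most $e^{Cg^2}$ polynomials $h$. We always have $e_i\ge1/\kappa$, since $e_i=1$ occurs only if $q$ is a square. So $\sum_ig_i^2/e_i\le\kappa g^2$, and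
\begin{equation}\label{eq:Mupper}
M(g)\le\exp(\kappa g^2\log g+Cg^2).
\end{equation}
After enlarging $C$ this holds for $g=1$ too.

\emph{Lower bound.} One genus suffices. Let $E_0$ be an elliptic curve with $\pi=\sqrt q$ if $q$ is a square (Section~\ref{sec:isog}), and any elliptic curve otherwise; in the latter case $\mathbb{Q}(\pi)$ is imaginary quadratic, because its trace $a$ cannot satisfy $a^2=4q$. Apply Proposition~\ref{prop:mass} to $E_0^g$ with the product polarization. Here $2^c\ge1$, $\operatorname{covol}(R^-)\ge1$, and $L(1)>0$ depends only on $E_0$. With $h_0=h_{E_0}$ we have $D_{h_0^g}=D_{h_0}^{g^2}$, so the primes not dividing $2pD_{h_0}$ are good for every $g$. For them \eqref{eq:good} gives $L_\ell\,\omega_\ell(\mathcal{K}_\ell)\le\prod_{j\ge2}(1+\ell^{-j})$, and the product of these bounds is less than $3$ by \eqref{eq:elem}. At the finitely many other primes $L_\ell\,\omega_\ell(\mathcal{K}_\ell)\le2\ell^{8g^2}$ by Lemma~\ref{lem:localvol}(i) with $k=2$. So the mass is at least $e^{-Cg^2}/\operatorname{vol}(I(\mathbb{R}))$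 with $I(\mathbb{R})=\mathrm{Sp}(g)$ or $\mathrm{U}(g)$, and Section~\ref{sec:arch} gives $M(g)\ge\exp(\kappa g^2\log g-Cg^2)$.
\end{proof}

\begin{proposition}\label{prop:conc}
There is a constant $\eta>0$ depending only on $q$ such that, for large $g$ and $\varepsilon=\varepsilon_g=\eta/\log g$, with probability at least $1-e^{-g^2}$ some $i$ has $e_i=1/\kappa$ and $g_i\ge(1-\varepsilon)g$.
\end{proposition}

\begin{proof}
Let $h$ have no such $i$, and let $g$ be so large that $\varepsilon\le\frac12$. If $e_i=1/\kappa$, then $g_i/e_i\le\kappa(1-\varepsilon)g$. Otherwise $e_i\ge2/\kappa$: if $q$ is a square this says $e_i\ge2$, and if not, all $e_i$ are even, so $e_i\ge4$. Then $g_i/e_i\le\kappa g/2\le\kappa(1-\varepsilon)g$. Hence $\sum_ig_i^2/e_i\le g\max_i(g_i/e_i)\le\kappa(1-\varepsilon)g^2$. By Proposition~\ref{prop:upper} these $h$ have total mass at most $\exp(\kappa g^2\log g-\kappa\eta g^2+Cg^2)$. Dividing by the lower bound for $M(g)$, their probability is at most $\exp(-(\kappa\eta-C)g^2)$. Take $\eta=(C+1)/\kappa$.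
\end{proof}

For an irreducible polynomial $f$ of degree $1/\kappa$ let $\mathcal{S}_g(f)$ be the event that the $f$-isotypic part of $A$ has dimension at least $(1-\varepsilon_g)g$. If $q$ is a square, the relevant $f$ are $T\pm\sqrt q$. If not, they are $T^2-q$ and $h_a=T^2-aT+q$ with $a\in\mathbb{Z}$, $a^2<4q$, and we write
\[
\mathcal{R}_g=\mathcal{S}_g(T^2-q),\qquad\mathcal{I}_{a,g}=\mathcal{S}_g(h_a).
\]
For $\varepsilon_g<\frac12$ these events are disjoint.

\emph{Twisting.} The quadratic twist of $(A,\lambda)$ is the form given by the cocycle that sends the Frobenius of $\operatorname{Gal}(\overline{\mathbb{F}}_q/\mathbb{F}_q)$ to $-1\in\operatorname{Aut}(A,\lambda)$. It replaces $\pi$ by $-\pi$. As $-1$ commutes with all isomorphisms and preserves $\lambda$, twisting is an auto-equivalence of $\mathcal{A}_g(\mathbb{F}_q)$ and preserves $\mathbb{P}$. Hence $\mathbb{P}(\mathcal{S}_g(T-\sqrt q))=\mathbb{P}(\mathcal{S}_g(T+\sqrt q))$ and $\mathbb{P}(\mathcal{I}_{a,g})=\mathbb{P}(\mathcal{I}_{-a,g})$.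

\section{The failure of the limit formula}\label{sec:fail}

A factor of $h$ of degree $2d'$ contributes to $\#A(\mathbb{F}_q)=h(1)$ a factor of absolute value between $(\sqrt q-1)^{2d'}$ and $(\sqrt q+1)^{2d'}$. We apply this to the complement of the large isotypic part, which has $d'\le\varepsilon g$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By Proposition~\ref{prop:conc} and twisting, $\mathbb{P}(\mathcal{S}_g(T+\sqrt q))\ge\frac12(1-e^{-g^2})$. On this event $\#A(\mathbb{F}_q)\ge(\sqrt q+1)^{2(1-\varepsilon)g}$, because $q\ge4$ and so $\sqrt q-1\ge1$. Hence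
\[
\mathbb{E}(X_g^n)\ge\tfrac12(1-e^{-g^2})\Big[(1+q^{-1/2})^{2g}(\sqrt q+1)^{-2\varepsilon_gg}\Big]^n.
\]
As $\varepsilon_g\to0$, we get $\liminf\frac1g\log\mathbb{E}(X_g^n)\ge2n\log(1+q^{-1/2})>0$. The matching upper bound is \eqref{eq:weil}.
\end{proof}

Now let $q$ be a nonsquare. The polynomial $h_a^m$ belongs to a part of dimension $m$ and has value $(q+1-a)^m$ at $1$. So on $\mathcal{I}_{-|a|,g}$, for large $g$,
\begin{equation}\label{eq:large}
X_g\ge\Big(\frac{q+1+|a|}q\Big)^{(1-\varepsilon)g}\Big(\frac{(\sqrt q-1)^2}q\Big)^{\varepsilon g}\ge\Big(1+\frac1q\Big)^{g/2};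
\end{equation}
the first base exceeds $1$, the second is less than $1$, and $\varepsilon\to0$. The polynomial $(T^2-q)^m$, with $m$ even, belongs to a part of dimension $m$ and has value $(q-1)^m$ at $1$. So on $\mathcal{R}_g$
\begin{equation}\label{eq:small}
X_g\le\Big(1-\frac1q\Big)^{(1-\varepsilon)g}\Big(\frac{(\sqrt q+1)^2}q\Big)^{\varepsilon g}\longrightarrow0.
\end{equation}

\begin{lemma}\label{lem:Rwins}
Let $q$ be a nonsquare and $n\ge1$. If $\mathbb{E}(X_g^n)$ is bounded, then $\mathbb{P}(\mathcal{R}_g)\to1$.
\end{lemma}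

\begin{proof}
By twisting and \eqref{eq:large}, $\mathbb{P}(\mathcal{I}_{a,g})=\mathbb{P}(\mathcal{I}_{-|a|,g})\le(1+\frac1q)^{-ng/2}\,\mathbb{E}(X_g^n)\to0$ for each of the finitely many $a$. Apply Proposition~\ref{prop:conc}.
\end{proof}

\begin{proposition}\label{prop:n12}
If $q$ is not a square, \eqref{eq:question} does not hold for both $n=1$ and $n=2$.
\end{proposition}

\begin{proof}
Suppose it does. By \eqref{eq:small}, the Cauchy--Schwarz inequality and Lemma~\ref{lem:Rwins}, $\mathbb{E}(X_g)\le o(1)+\mathbb{E}(X_g^2)^{1/2}\,(1-\mathbb{P}(\mathcal{R}_g))^{1/2}\to0$, since $\mathbb{E}(X_g^2)$ is bounded. This contradicts $\mathbb{E}(X_g)\to(1-q^{-1})^{-1}$.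
\end{proof}

Together with Theorem~\ref{thm:main}(a), this proves the first assertion of Theorem~\ref{thm:main} for every $q$.

\section{Nonsquare $q$: every single moment}\label{sec:nonsquare}

Let $q=p^r$ with $r$ odd. With only one moment at our disposal, we must exclude that $\mathcal{R}_g$ carries almost all the mass while the events $\mathcal{I}_{a,g}$ have an exponentially small probability that exactly balances the size of $X_g^n$ on them. In such a scenario both $\mathcal{R}_g$ and some $\mathcal{I}_{a,g}$ have mass $e^{O(g)}M(g)$, in every large dimension. Parity makes this impossible. By Theorem~\ref{thm:main}(c), each new dimension multiplies the mass by about $e^{g\log g}$ on average. Inside $\mathcal{I}_{a,g}$ this gain is realized in steps of odd length $d$, because $\mathrm{U}(m)$ grows to $\mathrm{U}(m+d)$ (Lemma~\ref{lem:add}). In odd dimension, a variety in $\mathcal{R}_g$ has a complement of odd dimension $s\ge1$ that has no homomorphisms to the real part. Then $I(\mathbb{R})$ is a product, and these $s$ dimensions gain only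 $e^{O(sg)}$ (Lemma~\ref{lem:split}). Going up through $\mathcal{I}_{a,g}$ and down through $\mathcal{R}_{g+d}$ returns to an even dimension with an excess factor $e^{sg\log g}$, and iterating this contradicts the error term $O(g^2)$ in Theorem~\ref{thm:main}(c). Both lemmas compare two masses directly, so that the factors known only up to $e^{O(g^2)}$ cancel.

\subsection{Adding a factor to the large isotypic part}

For $a^2<4q$ let $K_a=\mathbb{Q}(\pi)$ with $\pi$ a root of $h_a$, and let $d_a$ be the index of the division algebra attached to $\pi$ in Section~\ref{sec:isog}. If $p$ splits in $K_a$, the invariants $v(\pi)/v(q)$ lie in $\frac1r\mathbb{Z}$. If not, there is one place above $p$, it satisfies $v(\pi)=v(q/\pi)$, and the invariant is $\frac12\cdot2\equiv0$. So $d_a$ divides $r$, and $d_a$ is \emph{odd} because $r$ is. The simple variety has dimension $d_a$ and characteristic polynomial $h_a^{d_a}$. Its isogeny class contains a ppav $B_a$, which we fix. For $d_a=1$ it is an elliptic curve. For $d_a\ge3$ we use the theorem of Howe \cite{Howe}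 that every isogeny class of simple odd-dimensional abelian varieties over a finite field contains a principally polarized variety.

\begin{lemma}\label{lem:add}
Let $d=d_a$. For large $g$, $M(g+d)\ge\exp(dg\log g-Cg)\,\operatorname{mass}(\mathcal{I}_{a,g})$.
\end{lemma}

\begin{proof}
Put $B=B_a$, and let $\Sigma$ be the set of primes dividing $2p(a^2-4q)$; it is bounded in terms of $q$. Let $(A',\lambda')\in\mathcal{I}_{a,g}$, with $h_a$ occurring in $h_{A'}$ to the power $m'\ge(1-\varepsilon)g>0$. Let $A=A'\times B$ with the product polarization. Primes denote objects attached to $A'$. We write elements of $R$ as block matrices $\begin{pmatrix}\alpha&\beta\\\gamma&\zeta\end{pmatrix}$ with $\alpha\in R'$, $\beta\in\operatorname{Hom}(B,A')$, $\gamma\in\operatorname{Hom}(A',B)$, $\zeta\in\operatorname{End}(B)$; the adjoint is $\begin{pmatrix}\alpha^\dagger&\gamma^\dagger\\\beta^\dagger&\zeta^\dagger\end{pmatrix}$. The genus of $A$ depends only on the genus of $A'$. We show: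
\begin{itemize}
\item[(1)] $\operatorname{mass}(\mathcal{G}(A'\times B))\ge\exp(dg\log g-Cg)\operatorname{mass}(\mathcal{G}(A'))$;
\item[(2)] the map $\mathcal{G}(A')\mapsto\mathcal{G}(A'\times B)$ has fibers of size at most $e^{Cg}$.
\end{itemize}
As $\mathcal{I}_{a,g}$ is a union of genera, the lemma follows by summing (1) over them and dividing by the bound in (2).

\emph{Proof of (1).} Since $m'>0$, the fields $K_i$ are the same for $A$ and $A'$. So $c$, $L(1)$ and the $L_\ell$ cancel, and Proposition~\ref{prop:mass} gives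
\[
\frac{\operatorname{mass}(\mathcal{G}(A))}{\operatorname{mass}(\mathcal{G}(A'))}=\frac{\operatorname{covol}(R^-)}{\operatorname{covol}(R'^-)}\cdot\frac{\operatorname{vol}(I'(\mathbb{R}))}{\operatorname{vol}(I(\mathbb{R}))}\cdot\prod_\ell\frac{\omega_\ell(\mathcal{K}'_\ell)}{\omega_\ell(\mathcal{K}_\ell)}.
\]

\emph{Covolumes.} An antisymmetric block matrix has $\alpha\in R'^-$, $\zeta\in\operatorname{End}(B)^-$, $\gamma=-\beta^\dagger$, and different blocks are orthogonal for $\operatorname{Tr}(xy^\dagger)$. So $R^-=R'^-\perp\operatorname{Hom}(B,A')\perp\operatorname{End}(B)^-$, with the original form on $R'^-$ and integral positive definite forms on the other two summands. The first factor is at least $1$.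

\emph{The real place.} The factor $\mathrm{U}(m')$ is replaced by $\mathrm{U}(m'+d)$. By \eqref{eq:vol} the second factor is $\prod_{k=m'+1}^{m'+d}(k-1)!\,\big(2^{2k-\frac12}\pi^k\big)^{-1}\ge(m'!)^de^{-Cg}$. From $m'\ge g-\eta g/\log g\ge g/2$ we get $\log m'!\ge m'\log m'-m'\ge g\log g-Cg$.

\emph{Primes $\ell\notin\Sigma$.} Such $\ell$ is good for $h_B=h_a^d$, so $T_\ell B\cong(\mathcal{O}_{K_a}\otimes\mathbb{Z}_\ell)^d$ by \eqref{eq:goodT}. Call the indecomposable summands of $\mathcal{O}_{K_a}\otimes\mathbb{Z}_\ell$ the \emph{$B$-types}. If $\ell$ is inert in $K_a$ ($\chi=-1$), there is one, and it is self-dual. If $\ell$ splits ($\chi=1$), there are two, on which $\pi$ acts by the two roots $\alpha_1\ne\alpha_2$ of $h_a$, and they are dual to each other since $\alpha_1\alpha_2=q$. By Lemma~\ref{lem:etale} the $B$-types form one $\dagger$-simple factor, of type U or GL with $\nu=\ell$. Its size is $n'\ge0$ for $A'$ and $n'+d$ for $A$. Let $e'\in R_\ell$ be the projector onto $T_\ell A'$, a symmetric idempotent with $e'R_\ell e'=R'_\ell$.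 By (F1) applied to $1-e'$, it maps to $1$ in all factors that are not of $B$-type, so by (F2)
\begin{equation}\label{eq:samefactors}
\text{the factors of $R_\ell/J$ and $R'_\ell/J'$ not of $B$-type coincide, with their involutions.}
\end{equation}
By Lemma~\ref{lem:localvol}(ii), $\omega_\ell(\mathcal{K}_\ell)/\omega_\ell(\mathcal{K}'_\ell)=\prod_{i=n'+1}^{n'+d}(1-\chi^i\ell^{-i})$. This is at most $\prod_{i\ge2}(1+\ell^{-i})$ if $n'\ge1$, and at most $1+\ell^{-1}$ times as much if $n'=0$. If $\ell\nmid D_{h_{A'}}$, then $n'=m'\ge1$ by \eqref{eq:goodT}. By \eqref{eq:elem} and \eqref{eq:primes}, the product over $\ell\notin\Sigma$ is at most $3\prod_{\ell\mid D_{h_{A'}}}(1+\ell^{-1})\le g^C$.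

\emph{Primes $\ell\in\Sigma$.} Here we compare the groups modulo $\ell^3$; the loss is governed by the rank $\rho=\operatorname{rank}\operatorname{Hom}(B,A)=2d(m'+d)$, which is linear in $g$. The group $\mathcal{K}_\ell$ acts on the set $\operatorname{Hom}(B,A)_\ell/\ell^3$ of order $\ell^{3\rho}$. Let $u\in\mathcal{K}_\ell$ stabilize the class of the inclusion $\iota_0:B\to A$. Then $\beta\equiv0$ and $\zeta\equiv1\bmod\ell^3$. As $u^{-1}=u^\dagger$ also stabilizes it, $\gamma^\dagger\equiv0$, so $\gamma\equiv0$. The upper left block of $u^\dagger u=1$ gives $w:=\alpha^\dagger\alpha=1-\gamma^\dagger\gamma\in1+\ell^6R'_\ell$. By Lemma~\ref{lem:sqrt}, $\alpha'=\alpha w^{-1/2}$ lies in $\mathcal{K}'_\ell$ and $\alpha\equiv\alpha'\bmod\ell^3$. So $u$ modulo $\ell^3$ is determined by an element of $\mathcal{K}'_\ell/\mathcal{K}'_\ell(3)$, and $|\mathcal{K}_\ell/\mathcal{K}_\ell(3)|\le\ell^{3\rho}|\mathcal{K}'_\ell/\mathcal{K}'_\ell(3)|$. By Lemma~\ref{lem:localvol}(i) and $\delta\ge\delta'$, $\omega_\ell(\mathcal{K}_\ell)\le\ell^{3\rho}\omega_\ell(\mathcal{K}'_\ell)$.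 The total loss over $\Sigma$ is at most $e^{Cg}$. This proves (1).

\emph{Proof of (2).} Fix the genus of $A$. Then $h_{A'}=h_A/h_a^d$ is determined, and we count for each $\ell$ the classes of $(T_\ell A',\psi')$ with $(T_\ell A',\psi')\perp(T_\ell B,\psi_B)\cong(T_\ell A,\psi)$.

For $\ell\notin\Sigma$ there is one class. The module $T_\ell A'$ is determined by the Krull--Schmidt theorem. Let $\psi'$ and $\psi''=\psi'(\sigma\,\cdot,\cdot)$ be two forms on it with $\psi'\perp\psi_B\cong\psi''\perp\psi_B$. By Lemma~\ref{lem:symm}(i), $\sigma\oplus1=u^\dagger u$ for some $u\in R_\ell^\times$, the involution being that of $\psi'\perp\psi_B$. By \eqref{eq:samefactors}, $\bar\sigma$ is equivalent to $1$ in each factor of $R'_\ell/J'$ not of $B$-type. The remaining factor, if present, has type GL or U, where all symmetric units are equivalent. So $\sigma$ is equivalent to $1$ by Lemma~\ref{lem:symm}(iii).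

For $\ell\in\Sigma$, the pair $(T_\ell A',\psi')$ is isomorphic to the orthogonal complement of $\iota(T_\ell B)$ for some $\iota\in\operatorname{Hom}(B,A)_\ell$ with $\iota^\dagger\iota=1$, and its class depends only on the $\mathcal{K}_\ell$-orbit of $\iota$. We claim that two such $\iota\equiv\iota_1\bmod\ell^3$ lie in one orbit; then there are at most $\ell^{3\rho}$ classes. Put $e=\iota\iota^\dagger$ and $e_1=\iota_1\iota_1^\dagger$. These are symmetric idempotents with $e\iota=\iota$, $e_1\iota_1=\iota_1$, $\iota_1^\dagger e_1=\iota_1^\dagger$. Let $v=\iota_1\iota^\dagger+(1-e_1)(1-e)$. Then $v\equiv e+(1-e)=1\bmod\ell^3$ and $v\iota=\iota_1$. In $w=v^\dagger v$ the cross terms vanish, because $\iota_1^\dagger(1-e_1)=0$ and $(1-e_1)\iota_1=0$, so $w=e+(1-e)(1-e_1)(1-e)$. Thus $w\equiv1\bmod\ell^3$ and $w\iota=\iota$. By Lemma~\ref{lem:sqrt}, $vw^{-1/2}\in\mathcal{K}_\ell$, and it maps $\iota$ to $v\iota=\iota_1$.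
\end{proof}

\subsection{Splitting off the real part}

The isotypic parts of a ppav need not be principally polarized, so a ppav with $h=(T^2-q)^{g-s}h'$ is not directly built from two smaller ppav's. What is special about $T^2-q$ is that $\pi$ is self-adjoint on this part, which forces the existence of a stable self-dual lattice there; the gluing isomorphism then transports it to the other part.

\begin{lemma}\label{lem:split}
Let $1\le s<g$ with $g-s$ even, and let $h=(T^2-q)^{g-s}h'$ with $\deg h'=2s$ and $h'$ prime to $T^2-q$. Then $\operatorname{mass}(h)\le e^{Csg}\operatorname{mass}((T^2-q)^{g-s})\operatorname{mass}(h')$.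
\end{lemma}

\begin{proof}
\emph{Gluing data.} Let $(A,\lambda)$ be a ppav with $h_A=h$. The abelian subvarieties $A_1=h'(\pi)A$ and $A_2=(\pi^2-q)A$ have characteristic polynomials $(T^2-q)^{g-s}$ and $h'$, since $\pi$ is semisimple. Fix $\ell$, and put $V_j=V_\ell A_j$. Then $V_\ell A=V_1\oplus V_2$ with $V_1$ the kernel and $V_2$ the image of $\pi^2-q$. From $(\pi^2-q)^\dagger=-q\pi^{-2}(\pi^2-q)$ we get $V_1\perp V_2$. Let $\mathcal{T}=T_\ell A$ and $\mathcal{T}_j=\mathcal{T}\cap V_j=T_\ell A_j$. Let $\mathcal{T}_j^\vee\subset V_j$ be the dual lattice for $\psi|_{V_j}$, which is the form of the polarization $\lambda|_{A_j}$, and let $G_j=\mathcal{T}_j^\vee/\mathcal{T}_j$. It carries a perfect pairing induced by $\psi$, with values in $\mathbb{Q}_\ell/\mathbb{Z}_\ell$ or $W[1/p]/W$. Since $\mathcal{T}$ is self-dual and $\mathcal{T}/\mathcal{T}_j$ is torsion-free, every integral functional on $\mathcal{T}_j$ comes from an element of $\mathcal{T}$; so the projection of $\mathcal{T}$ to $V_j$ is $\mathcal{T}_j^\vee$. Hence $\mathcal{T}/(\mathcal{T}_1\oplus\mathcal{T}_2)\subset G_1\oplus G_2$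 projects onto each $G_j$ and meets each trivially. It is the graph of an isomorphism $\theta:G_1\to G_2$, which commutes with $\pi$, or with $\mathbb{D}$, because $\mathcal{T}$ is stable. Since $\psi$ is integral on $\mathcal{T}$, $\theta$ changes the sign of the pairings.

\emph{The glue is small.} The operator $\pi^2-q$ kills $V_1$, hence $G_1\cong G_2$. So $(\pi^2-q)\mathcal{T}_2^\vee\subset\mathcal{T}_2$. Its determinant on $V_2$ is $N=\prod_{h'(\beta)=0}(\beta^2-q)$, a nonzero integer with $|N|\le(2q)^{2s}$. Put $N_\ell=|G_1|=|G_2|$. Then $N_\ell\le|N|_\ell^{-1}$ for $\ell\ne p$ and $N_p\le|N|_p^{-r}$, so $\prod_\ell N_\ell\le(2q)^{2rs}$.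

\emph{A stable self-dual lattice between $\mathcal{T}_1$ and $\mathcal{T}_1^\vee$.} Let $\Lambda$ be maximal among the finitely many stable lattices between $\mathcal{T}_1$ and $\mathcal{T}_1^\vee$ on which $\psi$ is integral; $\mathcal{T}_1$ is one of them. Then $\Lambda\subset\Lambda^\vee\subset\mathcal{T}_1^\vee$, and we claim $\Lambda=\Lambda^\vee$.

Let $\ell\ne p$. On $V_1$ we have $\pi^\dagger=q/\pi=\pi$, so $\Lambda^\vee$ is stable, and $\psi(f(\pi)u,u)=\psi(u,f(\pi)u)=-\psi(f(\pi)u,u)$ vanishes for every polynomial $f$. If $u\in\Lambda^\vee\setminus\Lambda$, then $\Lambda+\mathbb{Z}_\ell[\pi]u\subset\Lambda^\vee$ is larger and stable. It is integral, because $\psi(f(\pi)u,f_1(\pi)u)=\psi(f_1(\pi)f(\pi)u,u)=0$. This contradicts maximality.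

Let $\ell=p$. By \eqref{eq:compat}, $\Lambda^\vee$ is stable. On $V_1$ we have $\mathsf{F}^{2r}=\pi^2=p^r$, and so $\mathsf{V}^{2r}=p^{2r}\mathsf{F}^{-2r}=p^r$. Hence $\mathsf{F}$ and $\mathsf{V}$ are commuting nilpotent operators on the finite group $Q=\Lambda^\vee/\Lambda$. If $Q\ne0$, then $\ker\mathsf{F}\ne0$ is preserved by $\mathsf{V}$, so it contains $u\ne0$ with $\mathsf{V}u=0$. For a lift $\tilde u$, the lattice $\Lambda+W\tilde u$ is larger, stable, and integral since $\psi$ is $W$-bilinear and $\psi(\tilde u,\tilde u)=0$. This contradicts maximality.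

\emph{A functor to pairs of ppav's.} Let $\mathcal{Y}$ be the groupoid of triples $(A,\lambda,(\Lambda_\ell)_\ell)$ with $h_A=h$ and $\Lambda_\ell$ a stable self-dual lattice between $\mathcal{T}_1$ and $\mathcal{T}_1^\vee$; necessarily $\Lambda_\ell=\mathcal{T}_1$ when $N_\ell=1$, which is the case for almost all $\ell$. Each $(A,\lambda)$ has a finite nonzero number of such families, and the triples above it have mass equal to this number divided by $\#\operatorname{Aut}(A,\lambda)$. So $\operatorname{mass}(\mathcal{Y})\ge\operatorname{mass}(h)$. The subgroup $\Lambda_\ell/\mathcal{T}_1$ is its own annihilator in $G_1$, so $\theta(\Lambda_\ell/\mathcal{T}_1)$ is its own annihilator in $G_2$, and its preimage $\Lambda'_\ell\subset\mathcal{T}_2^\vee$ is a stable self-dual lattice. By the lattice dictionary for $(A_j,\lambda|_{A_j})$, the families $(\Lambda_\ell)$ and $(\Lambda'_\ell)$ define ppav's $B_1$ and $B_2$ with characteristic polynomials $(T^2-q)^{g-s}$ and $h'$. This is a functor from $\mathcal{Y}$ to the groupoid of pairs $(B_1,B_2)$.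 It is faithful, since an automorphism of $A$ that is the identity on $V_1$ and $V_2$ is the identity.

For a faithful functor $f$ between groupoids and an object $y$ of the target, let $\operatorname{Fib}(y)$ be the set of isomorphism classes of pairs $(x,f(x)\cong y)$. The group $\operatorname{Aut}(y)$ acts on $\operatorname{Fib}(y)$; the orbits are the isomorphism classes of $x$ with $f(x)\cong y$, and the stabilizers are the groups $\operatorname{Aut}(x)$. Therefore
\[
\operatorname{mass}(h)\le\sum_{(B_1,B_2)}\frac{|\operatorname{Fib}(B_1,B_2)|}{\#\operatorname{Aut}(B_1)\,\#\operatorname{Aut}(B_2)}.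
\]
An element of the fiber gives a quasi-isogeny $A\to B_1\times B_2$ under which $\lambda$ is the pullback of the product polarization and $\Lambda_\ell$ corresponds to $T_\ell B_1$. By the lattice dictionary it is determined by the lattices $\mathcal{T}=T_\ell A\subset V_\ell B_1\oplus V_\ell B_2$.

\emph{The size of the fiber.} The numbers $N_\ell$ are determined by the integer $\prod_\ell N_\ell$, so there are at most $(2q)^{2rs}$ possibilities for them. Fix one. As $T_\ell B_j$ is self-dual and lies between $\mathcal{T}_j$ and $\mathcal{T}_j^\vee$, the index of $\mathcal{T}_j$ in $T_\ell B_j$ is $N_\ell^{1/2}$. A sublattice of index $\ell^n$ in $\mathbb{Z}_\ell^\rho$ is the end of a chain of $n$ sublattices of index $\ell$, with at most $\ell^\rho$ choices at each step; so there are at most $\ell^{n\rho}$. Here $\rho\le2gr$, so there are at most $N_\ell^{gr}$ choices for each $\mathcal{T}_j$. Then $\mathcal{T}$ is determined by $\theta$. The group $G_1\cong G_2$ is a quotient of $\mathcal{T}_2^\vee$, of rank at most $2sr$ over $\mathbb{Z}_\ell$,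 so there are at most $N_\ell^{2sr}$ choices for $\theta$. In total $|\operatorname{Fib}(B_1,B_2)|\le(2q)^{2rs}\prod_\ell N_\ell^{4gr}\le e^{Csg}$.
\end{proof}

\subsection{The iteration}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Suppose that $0<c_1\le\mathbb{E}(X_g^n)\le c_2$ for all large $g$. In this proof $C$ may also depend on $n,c_1,c_2$.

\emph{Going up.} By \eqref{eq:small}, the contribution of $\mathcal{R}_g$ to $\mathbb{E}(X_g^n)$ tends to $0$. By \eqref{eq:weil}, $X_g^n\le e^{Cg}$, so by Proposition~\ref{prop:conc} the complement of all the events $\mathcal{R}_g$, $\mathcal{I}_{a,g}$ contributes at most $e^{-g^2+Cg}\to0$. Hence the finitely many events $\mathcal{I}_{a,g}$ contribute at least $c_1/2$, and some $a$ has $\operatorname{mass}(\mathcal{I}_{a,g})\ge e^{-Cg}M(g)$. This is where the lower bound $c_1$ is used. By Lemma~\ref{lem:add}, for each large $g$ there is an odd $d\le r$ with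
\begin{equation}\label{eq:up}
M(g+d)\ge\exp(dg\log g-Cg)\,M(g).
\end{equation}

\emph{Going down.} Let $g$ be even and large, so that $g+d$ is odd. By Lemma~\ref{lem:Rwins}, which uses the upper bound $c_2$, we have $\mathbb{P}(\mathcal{R}_{g+d})\ge\frac12$. The exponent of $T^2-q$ in $h_A$ is even, so on $\mathcal{R}_{g+d}$ it equals $g+d-s$ with $s$ odd and $1\le s\le\eta(g+d)/\log(g+d)$. In particular $s\log s\le Cg$ and $s\log g\le Cg$, and \eqref{eq:Mupper} gives $M(s)\le e^{Csg}$. Applying Lemma~\ref{lem:split} in dimension $g+d$ and summing over $h'$, we obtain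
\[
M(g+d)\le2\sum_se^{Csg}M(s)M(g+d-s)\le2\sum_se^{C_1sg}M(g+d-s)
\]
for a constant $C_1$. Since $2\sum_{s\ge1}e^{-sg}<1$, some $s$ in the range satisfies $M(g+d-s)\ge e^{-(C_1+1)sg}M(g+d)$. Put $g^*=g+d-s$, which is even. With \eqref{eq:up},
\[
\log M(g^*)\ge\log M(g)+dg\log g-Csg.
\]

\emph{The excess.} Let $f(t)=\frac12t^2\log t$ and $\Phi(g)=\log M(g)-f(g)$. By Theorem~\ref{thm:main}(c), $|\Phi(g)|\le C_0g^2$ for a constant $C_0$. We have $f'(t)=t\log t+\frac t2$, $f''(t)=\log t+\frac32$, and $|g^*-g|=|d-s|\le rs$. Taylor's formula gives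
\[
f(g^*)-f(g)\le(d-s)g\log g+\tfrac12rsg+\tfrac12r^2s^2\big(\log(2g)+\tfrac32\big)\le(d-s)g\log g+Csg.
\]
The terms $dg\log g$ cancel, and there is $g_{\min}$ such that every even $g\ge g_{\min}$ has an even $g^*$ and an $s$ with
\begin{equation}\label{eq:excess}
\Phi(g^*)\ge\Phi(g)+\tfrac12sg\log g,\qquad1\le s\le Cg/\log g,\qquad|g^*-g|\le rs.
\end{equation}

\emph{Contradiction.} Let $N\ge2g_{\min}$ be even and large, put $g_0=N$ and $g_{j+1}=g_j^*$, with corresponding $s_j$. Suppose $g_0,\dots,g_J\in[N/2,2N]$. For $N\ge32$ we have $\frac14\log(N/2)\ge\frac15\log N$, so \eqref{eq:excess} gives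
\[
\tfrac15N\log N\sum_{j<J}s_j\le\Phi(g_J)-\Phi(g_0)\le8C_0N^2.
\]
Thus $\sum_{j<J}s_j\le40C_0N/\log N$ and $|g_J-N|\le40rC_0N/\log N$. The next step changes $g_J$ by at most $CN/\log N$, so $g_{J+1}\in[N/2,2N]$ if $N$ is large, independently of $J$. By induction the sequence is defined and stays in $[N/2,2N]$ for all $J$. But $s_j\ge1$ forces $J\le40C_0N/\log N$, a contradiction. A sequence that converges to a positive real number admits such $c_1$ and $c_2$, so the last assertion of (b) follows.
\end{proof}

\begin{thebibliography}{9}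

\bibitem{Howe}
Howe, \emph{Kernels of polarizations of abelian varieties over finite fields}, J. Alg. Geom. \textbf{5} (1996).

\bibitem{Kottwitz}
Kottwitz, \emph{Tamagawa numbers}, Ann. of Math. \textbf{127} (1988).

\bibitem{Shmakov}
Aleksander Shmakov, \emph{Cohomological Arithmetic Statistics for Principally Polarized Abelian Varieties over Finite Fields}, arXiv:2309.13806 (2023).

\end{thebibliography}
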